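\title{Lines in quadric fibrations of even rank:\\ how many Clifford components?}

\begin{abstract}
Let $\mathfrak Q\to S$ be a fibration in quadrics of relative dimension $n+1$, with $n$ odd and all fibers of rank at least $4$, and let $X\to S$ be its relative scheme of lines. It has been conjectured that $\mathrm D^b(X)$ has a semiorthogonal decomposition into $n+1$ copies of the derived category of the even Clifford algebra $\mathcal Cl_0$ and $(n-1)(n+1)/2$ copies of $\mathrm D^b(S)$. We show that this is false, and that it fails for two independent reasons. A count of cells excludes fibers of corank $2$ or more; this gives counterexamples for every odd $n\ge 3$. When all fibers have corank at most $1$, we prove that the correct decomposition has only $n$ Clifford components, the remaining one being the derived category of the discriminant double cover $\widetilde S$. Consequently the conjectured decomposition can hold $S$-linearly only if the Brauer class of $\mathcal Cl_0$ is generically trivial, which fails for every odd $n\geq 1$ in families of smooth quadrics.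
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $S$ be a smooth base over $\mathbb C$, let $E$ be a vector bundle of rank $n+3$ on $S$, and let $q\colon \mathrm{Sym}^2E\to\mathcal L$ be a quadratic form with values in a line bundle, nonzero on every fiber. Its zero locus $\mathfrak Q\subset\mathbb P_S(E)$ is a \emph{quadric fibration} $\mathfrak Q\to S$ of relative dimension $n+1$. The \emph{rank} and \emph{corank} of a fiber $\mathfrak Q_s$ are those of the form $q(s)$. Let
\[
f\colon X=\mathrm{OGr}(2,\mathfrak Q)\to S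
\]
be the relative orthogonal Grassmannian of isotropic $2$-dimensional subspaces of the fibers of $E$, that is, the relative scheme of lines in the quadrics $\mathfrak Q_s$. If all fibers have rank at least $4$, then $f$ is flat (Lemma~\ref{lem:cells}). Let $\mathcal Cl_0$ be the sheaf of even Clifford algebras of $q$ (recalled in Section~\ref{ssec:clifford}) and let $\mathrm D^b(S,\mathcal Cl_0)$ be the bounded derived category of coherent $\mathcal Cl_0$-modules.

For the quadrics themselves, Kuznetsov's theorem \cite[Theorem 4.2]{Kuz} gives
\begin{equation}\label{eq:kuz}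
\mathrm D^b(\mathfrak Q)=\langle \mathrm D^b(S,\mathcal Cl_0),\ \underbrace{\mathrm D^b(S),\dots,\mathrm D^b(S)}_{n+1}\rangle .
\end{equation}
One may ask whether $\mathrm D^b(X)$ is made of the same two blocks.

\medskip
\noindent\textbf{Conjecture} (\cite{Shah})\textbf{.} \emph{Let $n$ be odd and let $\mathfrak Q\to S$ be a quadric fibration of relative dimension $n+1$ over a smooth base, all of whose fibers have rank at least $4$. Then there is a semiorthogonal decomposition}
\begin{equation}\label{eq:conj}
\mathrm D^b(X)=\big\langle \underbrace{\mathrm D^b(S,\mathcal Cl_0),\dots,\mathrm D^b(S,\mathcal Cl_0)}_{n+1},\ \underbrace{\mathrm D^b(S),\dots,\mathrm D^b(S)}_{(n-1)(n+1)/2}\big\rangle .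
\end{equation}

\medskip
Throughout we write $n+3=2m$, so $n=2m-3$ and $m\ge2$; the conjecture asks for $2m-2$ Clifford components and $(2m-2)(m-2)$ copies of $\mathrm D^b(S)$.

The numbers can be tested over a point, by comparing ranks of Grothendieck groups. The even Clifford algebra of a form of corank $c$ on $\mathbb C^{2m}$ has two simple modules if $c$ is even and one if $c$ is odd. A quadric of corank $c$ in $\mathbb P^{2m-1}$ has $2m$ cells if $c$ is even and $2m-1$ if $c$ is odd, which matches \eqref{eq:kuz} for every $c$. For lines, the right side of \eqref{eq:conj} has rank $2m(m-1)$ for $c$ even and $2(m-1)^2$ for $c$ odd, and this is the number of cells of $X$ for $c=0$ and $c=1$. So \eqref{eq:conj} is the natural guess from smooth and nodal quadrics. It has two weak points. The count stops matching at $c=2$. And the count cannot tell $\mathcal Cl_0$ from its center, which for $c\le1$ is a double cover of $S$ that has two points over a smooth quadric and one point over a nodal one.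

The second point is visible for $n=1$. The lines on a smooth quadric surface form two copies of $\mathbb P^1$, whose derived category is generated by $\mathcal O$ and $\mathcal O(1)$ on each copy. In a family, $\mathcal O_X$ exists, and its endomorphisms are the functions on the double cover that parametrizes the two rulings. A line bundle of degree $1$ on the rulings need not exist; what exists is a bundle of rank $2$ with endomorphism algebra $\mathcal Cl_0$. So one expects one Clifford component and one untwisted double cover, not two Clifford components. We prove that this pattern persists for all odd $n$.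

\subsection{Results}
The first two statements disprove the conjecture outright.

\begin{theorem}\label{thm:point}
Let $S=\operatorname{Spec}\mathbb C$, let $n\ge3$ be odd, and let $q$ be a form of rank $2m-2\ (\ge 4)$ on $\mathbb C^{2m}$. Then $\mathrm D^b(X)$ has no semiorthogonal decomposition of the form \eqref{eq:conj}.
\end{theorem}

\begin{proposition}\label{prop:web}
For a general web of quadrics in $\mathbb P^5$ (so $S=\mathbb P^3$ and $n=3$), the varieties $\mathfrak Q$ and $X$ are smooth and projective, all fibers have rank at least $4$, and there is no decomposition of the form \eqref{eq:conj}.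
\end{proposition}

To relate a decomposition to the fibers of $f$ one needs it to be \emph{$S$-linear}: the components are stable under tensor product with $f^*\mathrm{Perf}(S)$, and the equivalences with the model categories commute with these tensor products (Section~\ref{ssec:sod}).

\begin{theorem}\label{thm:corank}
Let $\mathfrak Q\to S$ be as in the conjecture. If \eqref{eq:conj} exists $S$-linearly, then every fiber has corank at most $1$.
\end{theorem}

\begin{theorem}\label{thm:main}
Let $S$ be smooth and separated of finite type over a field of characteristic $0$ (for example the spectrum of such a field), let $n\ge1$ be odd, and let $q$ be generically nondegenerate, with all fibers of corank at most $1$ if $n\ge3$ and of corank $0$ if $n=1$. Let $\widetilde S=\operatorname{Spec}_SZ(\mathcal Cl_0)$. There is an $S$-linear semiorthogonal decomposition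
\[
\mathrm D^b(X)=\big\langle \mathrm D^b(\widetilde S),\ \underbrace{\mathrm D^b(S,\mathcal Cl_0),\dots,\mathrm D^b(S,\mathcal Cl_0)}_{n},\ \underbrace{\mathrm D^b(S),\dots,\mathrm D^b(S)}_{(n-1)(n+1)/2}\big\rangle .
\]
\end{theorem}

When all coranks are at most $1$, the map $\pi\colon\widetilde S\to S$ is a flat double cover and $\mathcal Cl_0=\pi_*\mathcal B$ for an Azumaya algebra $\mathcal B$ on $\widetilde S$ (Lemma~\ref{lem:local}). Let $\beta\in\mathrm{Br}(\widetilde S)$ be its class.

\begin{theorem}\label{thm:brauer}
Let $S$ be connected and smooth over $\mathbb C$, let $n\ge1$ be odd, and let $q$ be generically nondegenerate with fibers of rank at least $4$. Put $K=\mathbb C(S)$ and $\widetilde K=Z(\mathcal Cl_{0,K})$.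
\begin{itemize}
\item[(a)] If \eqref{eq:conj} exists $S$-linearly, then all fibers have corank at most $1$ and $\beta|_{\widetilde K}=0$.
\item[(b)] If all fibers have corank at most $1$ and $\beta=0$, then \eqref{eq:conj} exists $S$-linearly.
\end{itemize}
In particular, if all coranks are at most $1$ and $\widetilde S$ is regular (for example, if all fibers are nondegenerate), then \eqref{eq:conj} exists $S$-linearly if and only if $\beta=0$.
\end{theorem}

\begin{corollary}\label{cor:smooth}
Let $n\ge1$ be odd, let $S=\mathbb G_m^2$ with coordinates $x,y$, and let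
\[
q=\big(z_0^2-xz_1^2-yz_2^2+xyz_3^2\big)\ \perp\ (m-2)\text{ hyperbolic planes}.
\]
All fibers are nondegenerate, $\widetilde S=S\sqcup S$, and on each copy $\beta$ restricts to the nonzero quaternion class $(x,y)$ over $\mathbb C(x,y)$. The decomposition \eqref{eq:conj} does not exist $S$-linearly.
\end{corollary}

Theorem~\ref{thm:point} and Proposition~\ref{prop:web} assume no $S$-linearity. The other negative statements exclude $S$-linear decompositions only; in particular, for $n=1$ only these are excluded.

The counting arguments are in Section~\ref{sec:cells}. Most of the paper is the proof of Theorem~\ref{thm:main}: Section~\ref{sec:fiber} constructs a collection of objects on a fiber, Sections \ref{sec:so} and~\ref{sec:gen} prove that it is semiorthogonal and generates, and Section~\ref{sec:family} passes to families. Section~\ref{sec:brauer} compares Theorem~\ref{thm:main} with \eqref{eq:conj} at the generic point.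

\section{Conventions and background}\label{sec:prelim}

A smooth base is a smooth separated scheme of finite type over the ground field, and categories and functors are linear over that field. Functors such as $f^*$, $f_*$, $\otimes$ are derived. On $X$, $U\subset f^*E$ is the tautological bundle of rank $2$, $\mathcal O(1)=\det U^*$, and
\[
U_i:=\mathrm{Sym}^iU^*.
\]
Since $U\cong U^*(-1)$, the Clebsch--Gordan rule gives
\begin{equation}\label{eq:CG}
\mathrm{Sym}^aU\otimes U_b=\bigoplus_{k=0}^{\min(a,b)}U_{a+b-2k}(k-a).
\end{equation}

\subsection{Semiorthogonal decompositions}\label{ssec:sod}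
A decomposition $\mathcal D=\langle\mathcal D_1,\dots,\mathcal D_r\rangle$ consists of full triangulated subcategories with $\mathrm{Hom}(\mathcal D_b,\mathcal D_a)=0$ for $b>a$, such that every $F$ has a filtration $0=F_{r}\to F_{r-1}\to\dots\to F_0=F$ with $\mathrm{cone}(F_{a}\to F_{a-1})\in\mathcal D_a$. The filtration is unique and functorial, its cones are the \emph{components} of $F$, and $K_0(\mathcal D)=\bigoplus K_0(\mathcal D_a)$. A subcategory $\mathcal D'\subset\mathcal D$ is \emph{right admissible} if the inclusion has a right adjoint; then $\mathcal D=\langle\mathcal D'^{\perp},\mathcal D'\rangle$, where $\mathcal D'^{\perp}=\{F:\mathrm{Hom}(\mathcal D',F)=0\}$. We write $F\perp T$ for $\mathrm{RHom}(T,F)=0$.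

We say that $F$ is \emph{built from} a finite list of objects if $F$ is a shift of the only member of the list, or if $F$ is, up to shift, one vertex of a triangle whose other two vertices are built from two complementary sublists. Each member is thus used once. If $F$ is built from $A_1,\dots,A_k$, then $A_1$ is built from $F,A_2,\dots,A_k$; and if an exact functor $\Xi$ kills $A_2,\dots,A_k$, then $\Xi(F)$ is a shift of $\Xi(A_1)$.

Let $\mathcal A_1,\dots,\mathcal A_r$ be coherent $\mathcal O_S$-algebras. A decomposition $\mathrm D^b(X)=\langle\mathcal D_1,\dots,\mathcal D_r\rangle$ with equivalences $\Phi_a\colon\mathrm D^b(S,\mathcal A_a)\to\mathcal D_a$ is \emph{$S$-linear} if each $\mathcal D_a$ is stable under $-\otimes f^*G$ for $G\in\mathrm{Perf}(S)$, and there are isomorphisms $\Phi_a(M\otimes G)\cong\Phi_a(M)\otimes f^*G$ natural in $M$ and $G$.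

\begin{lemma}\label{lem:support}
Let $S$ be smooth over $\mathbb C$, let $Z\subset S$ be closed, and consider an $S$-linear decomposition as above. If $F\in\mathrm D^b(X)$ is supported on $f^{-1}(Z)$, so are its components; and $\Phi_a(M)$ is supported on $f^{-1}(Z)$ if and only if $M$ is supported on $Z$.
\end{lemma}

\begin{proof}
Since $S$ is smooth, the residue field $k(t)$ of a closed point is a perfect complex. By Nakayama's lemma applied to the top cohomology sheaf at a point, $F$ is supported on $f^{-1}(Z)$ if and only if $F\otimes f^*k(t)=0$ for all closed $t\notin Z$; likewise $M$ is supported on $Z$ if and only if $M\otimes k(t)=0$ for these $t$. Tensoring the filtration of $F$ with $f^*k(t)$ gives a filtration of $F\otimes f^*k(t)$ with cones in the $\mathcal D_a$. By uniqueness, the components of $F\otimes f^*k(t)$ are the components of $F$ tensored with $f^*k(t)$. Both claims follow.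
\end{proof}

\subsection{Clifford algebras}\label{ssec:clifford}
We write $(x,y)$ for the bilinear form with $(x,x)=q(x)$. Let $\mathcal Cl_\bullet$ be the quotient of $T(E)\otimes\bigoplus_{i\in\mathbb Z}\mathcal L^{i}$ by the relations $x\otimes x=q(x)$, graded by $\deg E=1$, $\deg\mathcal L=2$. Its degree $0$ part is the algebra $\mathcal Cl_0$, its degree $1$ part is the bimodule $\mathcal Cl_1$, and multiplication gives $\mathcal Cl_1\otimes E\otimes\mathcal L^{-1}\to\mathcal Cl_0$. If $\mathcal L$ is trivialized, these are the even and odd parts of the usual Clifford algebra, in which $xy+yx=2(x,y)$ and the ordered monomials in a basis of $E$ form a basis. Reversing the order of factors is an anti-automorphism of $\mathcal Cl_0$; it identifies left and right modules.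

Over an algebraically closed field of characteristic $0$, for a nondegenerate space of dimension $2d+1$ the algebra $\mathrm{Cl}_0$ is a matrix algebra of size $2^d$, and $\mathrm{Cl}$ has two simple modules, of dimension $2^d$, exchanged by $x\mapsto-x$; we call either one a \emph{spinor module}. For a nondegenerate space of even dimension $\ge 2$, $\mathrm{Cl}_0$ is a product of two matrix algebras.

\begin{lemma}\label{lem:simples}
Let $q\neq 0$ be a form of corank $c$ on $V=\mathbb C^{2m}$. Then $\mathrm{Cl}_0(V)$ has two simple modules if $c$ is even and one if $c$ is odd.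
\end{lemma}

\begin{proof}
The elements of $V_0=\ker q$ have square $0$ and anticommute with $V$, so they generate a nilpotent ideal $I\subset\mathrm{Cl}(V)$, and $\mathrm{Cl}_0(V)/(I\cap\mathrm{Cl}_0(V))=\mathrm{Cl}_0(V/V_0)$. The space $V/V_0$ is nondegenerate of dimension $2m-c$.
\end{proof}

\section{Counting cells: corank two is excluded}\label{sec:cells}

A \emph{cellular decomposition} of a scheme is a filtration by closed subsets whose successive differences are disjoint unions of affine spaces, the cells. Over $\mathbb C$ the number of cells is the topological Euler characteristic. It is also the rank of the Grothendieck group $G_0$ of coherent sheaves: the Chow group $A_*$ is free on the closures of the cells \cite[Example 19.1.11]{Ful}, and $G_0\otimes\mathbb Q\cong A_*\otimes\mathbb Q$ \cite[Theorem 18.3]{Ful}.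

\begin{lemma}\label{lem:cells}
Let $q$ be a form of corank $c$ and rank $r=2m-c\ge4$ on a space $V$ of dimension $2m$ over an algebraically closed field of characteristic $0$. Then $\mathrm{OGr}(2,V)$ has dimension $4m-7$ and a cellular decomposition with
\begin{equation}\label{eq:cells}
N(c)=\begin{cases}2m(m-1)+\frac c2,&c\text{ even},\\[2pt] 2(m-1)^2+\frac{c-1}2,&c\text{ odd},\end{cases}
\end{equation}
cells. Consequently, if all fibers of $\mathfrak Q\to S$ have rank at least $4$, then $f$ is flat and its fibers are local complete intersections.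
\end{lemma}

\begin{proof}
Let $V_0=\ker q$ and $\bar V=V/V_0$; let $Q_r\subset\mathbb P(\bar V)$ be the smooth quadric and $\mathrm{OGr}(2,r)=\mathrm{OGr}(2,\bar V)$. Stratify by $\dim(W\cap V_0)$; the loci $\{\dim(W\cap V_0)\ge i\}$ are closed. Let $\bar W$ be the image of $W$ in $\bar V$.
\begin{itemize}
\item $W\subset V_0$: this is $\mathrm{Gr}(2,c)$, of dimension $2c-4$, with $\binom c2$ cells.
\item $W\cap V_0=\ell$ a line: the pair $(\ell,\bar W)$ lies in $\mathbb P^{c-1}\times Q_r$, and $W/\ell$ is a lift of $\bar W$ to $V/\ell$. The lifts form a torsor under $\mathrm{Hom}(\bar W,V_0/\ell)$, of rank $c-1$. The dimension is $2c+r-4$.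
\item $W\cap V_0=0$: a torsor under $\mathrm{Hom}(\bar W,V_0)$, of rank $2c$, over $\mathrm{OGr}(2,r)$. The dimension is $2c+2r-7=4m-7$.
\end{itemize}
For $r\ge4$ the last stratum is nonempty and is the largest. The bases have Schubert cells, and a torsor under a vector bundle over an affine space is an affine space; this gives the cellular decomposition.

Projection from a point shows that $Q_r$ is the union of $\mathbb A^{r-2}$, a point and an $\mathbb A^1$-bundle over $Q_{r-2}$, so $\chi(Q_r)=\chi(Q_{r-2})+2$. Hence $\chi(Q_r)=r'$, where $r'=r$ for $r$ even and $r'=r-1$ for $r$ odd. The variety of isotropic flags $\ell\subset\bar W$ is a $\mathbb P^1$-bundle over $\mathrm{OGr}(2,r)$ and a $Q_{r-2}$-bundle over $Q_r$, so $\dim\mathrm{OGr}(2,r)=2r-7$ and $\chi(\mathrm{OGr}(2,r))=r'(r'-2)/2$. Therefore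
\[
N(c)=\tbinom c2+cr'+\tfrac{r'(r'-2)}2=\tfrac12\big((c+r')(c+r'-2)+c\big),
\]
and $c+r'$ is $2m$ for $c$ even and $2m-1$ for $c$ odd. This is \eqref{eq:cells}.

Finally, $X\subset\mathrm{Gr}_S(2,E)$ is the zero locus of a section of the rank $3$ bundle $\mathrm{Sym}^2U^*\otimes\mathcal L$, which on each fiber vanishes in codimension $(4m-4)-(4m-7)=3$ and so is regular. Flatness follows from the local criterion.
\end{proof}

For $m=3$, the case of lines on quadric fourfolds, $N(0),N(1),N(2)=12,8,13$, while \eqref{eq:conj} predicts $4\cdot2+4$, $4\cdot1+4$, $4\cdot 2+4$. For $c=2$ the strata contribute $1+8+4$ cells.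

\begin{proof}[Proof of Theorem~\ref{thm:point}]
For a finite-dimensional algebra, $K_0(\mathrm D^b)$ is free on the simple modules. By Lemma~\ref{lem:simples}, the right side of \eqref{eq:conj} has $K_0$ of rank $2(2m-2)+(2m-2)(m-2)=2m(m-1)$. The left side has $K_0(\mathrm D^b(X))=G_0(X)$, of rank $N(2)=2m(m-1)+1$.
\end{proof}

Here $X$ is singular, and one may ask whether smoothness of the total spaces saves the conjecture. It does not. Over a positive-dimensional base we replace the rank of $K_0$ by an Euler characteristic, which can be integrated over $S$.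

\begin{proof}[Proof of Proposition~\ref{prop:web}]
A web is given by an element of $\mathbb C^4\otimes\mathrm{Sym}^2(\mathbb C^6)^*$. This is the space of sections of the globally generated bundles $\mathcal O(1)\boxtimes\mathcal O(2)$ on $\mathbb P^3\times\mathbb P^5$ and $\mathcal O(1)\boxtimes\mathrm{Sym}^2U^*$ on $\mathbb P^3\times\mathrm{Gr}(2,6)$, and $\mathfrak Q$ and $X$ are the zero loci. For a general section they are smooth. In the space $\mathbb P^{20}$ of quadrics, the locus of corank $\ge c$ has codimension $\binom{c+1}2$, which is $3$ for $c=2$ and $6$ for $c=3$. So a general $\mathbb P^3$ contains a finite number $\delta>0$ of quadrics of corank $2$ and none of higher corank.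

For an admissible subcategory of the derived category of a smooth projective variety, with the induced dg enhancement, put $\chi=\sum(-1)^i\dim HH_i$, where $HH_i$ is Hochschild homology. This number is additive in semiorthogonal decompositions, and for the whole derived category it is $\sum(-1)^{p+q}h^{p,q}=\chi_{\mathrm{top}}$ by the Hochschild--Kostant--Rosenberg isomorphism. The enhancement is a potential difficulty, since \eqref{eq:conj} only asserts equivalences of triangulated categories. But bounded derived categories of abelian categories have unique enhancements \cite{CNS}, so $\chi(\mathrm D^b(S,\mathcal Cl_0))$ and $\chi(\mathrm D^b(S))$ do not depend on the embedding.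

Let $S_c\subset S$ be the locus of corank $c$ and $s_c=\chi_{\mathrm{top}}(S_c)$, so $s_2=\delta$. Over $S_c$ the fibrations $\mathfrak Q$ and $X$ are locally trivial, and Euler characteristics multiply. A quadric of corank $c$ in $\mathbb P^5$ is the union of $\mathbb P^{c-1}$ and an $\mathbb A^c$-bundle over $Q_{6-c}$, so it has $\chi=6,5,6$ for $c=0,1,2$. By \eqref{eq:kuz},
\[
\chi(\mathrm D^b(S,\mathcal Cl_0))=(6s_0+5s_1+6s_2)-4(s_0+s_1+s_2)=2s_0+s_1+2s_2 .
\]
Then \eqref{eq:conj} would give $\chi_{\mathrm{top}}(X)=12s_0+8s_1+12s_2$, whereas \eqref{eq:cells} gives $12s_0+8s_1+13s_2$. The difference is $\delta>0$.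
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:corank}]
The locus of corank $\geq 2$ is closed, so it suffices to consider a closed point $s$, of corank $c$. By Lemma~\ref{lem:support}, the category $\mathrm D^b_{X_s}(X)$ of complexes supported on $X_s$ inherits a decomposition with components $\mathrm D^b_s(S,\mathcal Cl_0)$ and $\mathrm D^b_s(S)$, the categories of complexes supported at $s$. For each of these categories, $K_0$ is the Grothendieck group of the heart of the standard $t$-structure. By d\'evissage this is $G_0(X_s)$, respectively the free group on the simple $\mathcal Cl_0(s)$-modules, respectively $\mathbb Z$. By Lemma~\ref{lem:simples}, $N(c)=2m(m-1)$ for $c$ even and $N(c)=(2m-2)+(2m-2)(m-2)=2(m-1)^2$ for $c$ odd. By \eqref{eq:cells}, $\lfloor c/2\rfloor=0$.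
\end{proof}

\section{A collection of objects on a fiber}\label{sec:fiber}

In Sections \ref{sec:fiber}--\ref{sec:gen}, $k$ is an algebraically closed field of characteristic $0$, $V$ is a quadratic space of dimension $2m$ and corank at most $1$ (corank $0$ if $m=2$), and $X=\mathrm{OGr}(2,V)$.

\subsection{One ambient homogeneous space for both coranks}
In corank $1$ the variety $X$ is not homogeneous. It is singular at the planes $W$ that contain the kernel vector $v$, because the differential $\mathrm{Hom}(W,V/W)\to\mathrm{Sym}^2W^*$ of the defining section takes values in forms vanishing at $v$. To compute cohomology anyway, and uniformly in the corank, we write $V$ as a hyperplane in a nondegenerate space: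
\[
V=v^\perp\subset V',\qquad \dim V'=2m+1,\quad v\ne0 .
\]
In corank $0$ take $V'=V\perp\langle v\rangle$ with $q(v)\neq0$; in corank $1$ let $v$ span $\ker q$ and adjoin a vector $w$ with $(v,w)=1$. Thus $q(v)=0$ exactly in corank $1$. This is where the hypothesis on the corank enters: a hyperplane of a nondegenerate space has corank at most~$1$.

The variety $X'=\mathrm{OGr}(2,V')$ has dimension $4m-5$ and is homogeneous under $G=\mathrm{Spin}(V')$. The subscheme $X=X_v\subset X'$ is the zero locus of the section $(v,-)$ of $U^*$. It has codimension $2$ by Lemma~\ref{lem:cells}, so there is a Koszul resolution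
\begin{equation}\label{eq:koszul}
0\to\mathcal O(-1)\to U\to\mathcal O\to\mathcal O_X\to0 .
\end{equation}
Let $\mathcal N=U^\perp/U$, with the orthogonal taken in $V'$. It is a nondegenerate quadratic bundle of rank $2m-3$ on $X'$ with $\det\mathcal N=\det V'\otimes\mathcal O$. On $X$ the vector $v$ lies in $U^\perp$ and defines a section of $\mathcal N$, which vanishes at $W$ if and only if $v\in W$. We also let $Q'\subset\mathbb P(V')$ be the smooth quadric of dimension $2m-1$ and $Q=Q'\cap\mathbb P(V)$.

\subsection{Borel--Bott--Weil}
Irreducible $G$-equivariant bundles $\mathcal E^\lambda$ on $X'$ are indexed by $\lambda=(\lambda_1,\lambda_2;\mu)$ in $\mathbb Z^m$ or $(\mathbb Z+\frac12)^m$ with $\lambda_1\ge\lambda_2$ and $\mu_1\ge\dots\ge\mu_{m-2}\ge0$. Here $U_p(j)$ has weight $(p+j,j;0)$, and $\Lambda^k\mathcal N$ has weight $(0,0;1^k)$ for $k\le m-2$, where $1^k=(1,\dots,1,0,\dots,0)$. Tensor products decompose as representations of the Levi group, of type $GL_2\times SO(2m-3)$. On $Q'$ the description is the same with $\lambda=(\lambda_1;\mu)$ and $\mathcal O(j)\leftrightarrow(j;0)$.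 Let $\rho=(m-\frac12,m-\frac32,\dots,\frac12)$.

\medskip\noindent\textbf{Borel--Bott--Weil theorem (BBW).} \emph{If $\lambda+\rho$ is singular, that is, a coordinate is $0$ or two coordinates have the same absolute value, then $H^\bullet(\mathcal E^\lambda)=0$. Otherwise the cohomology lies in one degree and is the irreducible representation of highest weight $\nu$, where $\nu+\rho$ is the decreasing rearrangement of the absolute values of the coordinates of $\lambda+\rho$. If all coordinates are positive, the degree is the number of inversions of the sequence $\lambda+\rho$.}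

\medskip
On $X'$ write $\lambda+\rho=(\alpha,\beta;\Theta)$ and call $\Theta$, viewed as a set of $m-2$ positive numbers, the \emph{tail}. Call a number \emph{blocked} if it is $0$ or its absolute value lies in $\Theta$.

\begin{lemma}\label{lem:four}
$R\Gamma(X,\mathcal E^\lambda)$ is built from the cohomology on $X'$ of the four shifted weights
\begin{equation}\label{eq:four}
(\alpha,\beta)\ [0],\qquad(\alpha,\beta-1)\ [1],\qquad(\alpha-1,\beta)\ [1],\qquad(\alpha-1,\beta-1)\ [2]
\end{equation}
with tail $\Theta$, where $H^d$ of a term in position $[p]$ contributes to degree $d-p$. In particular $R\Gamma(X,\mathcal E^\lambda)=0$ in each of the following cases: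
\begin{itemize}
\item[(A)] $\alpha,\alpha-1$ are both blocked, or $\beta,\beta-1$ are both blocked;
\item[(B)] the numbers among $\alpha,\alpha-1,\beta,\beta-1$ that are not blocked all have the same absolute value.
\end{itemize}
\end{lemma}

\begin{proof}
Tensor \eqref{eq:koszul} with $\mathcal E^\lambda$ and use $\mathcal E^\lambda\otimes U=\mathcal E^{(\lambda_1,\lambda_2-1;\mu)}\oplus\mathcal E^{(\lambda_1-1,\lambda_2;\mu)}$. The second summand is absent if $\lambda_1=\lambda_2$; then $\alpha-1=\beta$ and the third weight in \eqref{eq:four} is singular. In cases (A) and (B) all four weights are singular.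
\end{proof}

Two families of tails occur. For $\mu=1^k$ and for $\mu=(\frac12,\dots,\frac12)+1^l$, with $0\le k,l\le m-2$, they are
\begin{equation}\label{eq:tails}
\Theta_k=\{\tfrac12,\tfrac32,\dots,m-\tfrac32\}\setminus\{m-\tfrac32-k\},\qquad
\Theta'_l=\{1,\dots,m-1\}\setminus\{m-1-l\}.
\end{equation}
So criterion (B) applies whenever all four numbers have absolute value at most $m-\frac32$ (tail $\Theta_k$), respectively at most $m-1$ (tail $\Theta'_l$).

\subsection{Spinor bundles and the Clifford module $\mathcal R$}
Fix a spinor module $\mathbb S$ of $\mathrm{Cl}(V')$, of dimension $2^m$, so $\mathrm{Cl}_0(V')=\mathrm{End}(\mathbb S)$. Let $W\subset V'$ be isotropic of dimension $d\in\{1,2\}$ and choose an isotropic $W^*$ dual to it. Then $\mathrm{Cl}(W\oplus W^*)=\mathrm{End}(\Lambda^\bullet W)$, so $\mathbb S$ is a free $\Lambda^\bullet W$-module. Hence $\mathbb S/W\mathbb S$ and $\mathbb S^W=\{s:Ws=0\}$ have dimension $2^{m-d}$, and multiplication gives $\det W\otimes\mathbb S/W\mathbb S\cong\mathbb S^W$. Vectors of $W^\perp$ anticommute with $W$, so $\mathbb S/W\mathbb S$ is a module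 over $\mathrm{Cl}(W^\perp/W)$; by dimension it is a spinor module. This defines the spinor bundles
\[
\Sigma=\mathbb S/U\mathbb S\ \text{ on }X'\ (\text{rank }2^{m-2}),\qquad \mathcal K=\mathbb S/\ell\mathbb S\ \text{ on }Q'\ (\text{rank }2^{m-1}).
\]
Both are irreducible quotients of $\mathbb S\otimes\mathcal O$, so by BBW both have weight $(\frac12,\dots,\frac12)$. Through reversal, $\mathbb S^*$ is again a spinor module, so there is a nondegenerate pairing on $\mathbb S$ for which vectors of $V'$ are self-adjoint up to a fixed sign. The annihilator of $W\mathbb S$ is $\mathbb S^W$. Therefore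
\begin{equation}\label{eq:spin}
\Sigma^\vee\cong\mathbb S^U\cong\Sigma(-1),\qquad\mathcal K^\vee\cong\mathcal K(-1),\qquad
\Sigma\otimes\Sigma^\vee=\mathcal Cl_0(\mathcal N)\cong\bigoplus_{k=0}^{m-2}\Lambda^k\mathcal N ,
\end{equation}
where the last step uses $\mathcal Cl_0(\mathcal N)\cong\bigoplus\Lambda^{2i}\mathcal N$ and $\Lambda^k\mathcal N\cong\Lambda^{2m-3-k}\mathcal N$.

Let $R=k[v]/(v^2-q(v))$. The vector $v$ anticommutes with $V=v^\perp$, so it commutes with $\mathrm{Cl}_0(V)$ on $\mathbb S$. On $X$ it acts on $\mathbb S^U$ and on $\Sigma$; under $\Sigma\cong(\mathbb S^U)^\vee$ the transposed action is $\pm v$, and we use it to make $\Sigma|_X$ an $R$-module.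

\begin{lemma}\label{lem:morita}
$\mathbb S$ is a free $R$-module of rank $2^{m-1}$, and $\mathrm{Cl}_0(V)=\mathrm{End}_R(\mathbb S)$.
\end{lemma}

\begin{proof}
If $q(v)\ne0$, a nonisotropic $u\in V$ is invertible and anticommutes with $v$, so it exchanges the two eigenspaces of $v$. If $q(v)=0$, freeness is the case $W=\langle v\rangle$ above. The inclusion $\mathrm{Cl}_0(V)\subset\mathrm{End}_R(\mathbb S)$ is an equality because both sides have dimension $2^{2m-1}$.
\end{proof}

The bundle $\Sigma$ depends on $V'$ and $\mathbb S$, which exist only locally in a family. The object that does exist globally on $\mathrm{OGr}(2,\mathfrak Q)$ is the left $\mathcal Cl_0$-module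
\begin{equation}\label{eq:R}
\mathcal R=\operatorname{coker}\big(\mathcal Cl_1\otimes U\otimes\mathcal L^{-1}\to\mathcal Cl_0\big),
\end{equation}
with fiber $\mathrm{Cl}_0/\mathrm{Cl}_1W$ at $W$. Locally write $E=E'\oplus U$; the ordered monomials show that the even monomials in a basis of $E'$ form a basis of $\mathcal R$. So $\mathcal R$ is a vector bundle of rank $2^{2m-3}$, and its formation commutes with base change.

\begin{lemma}\label{lem:R}
On $X$ there is an isomorphism of left $\mathrm{Cl}_0(V)$-modules $\mathcal R\cong\mathbb S\otimes_R\Sigma$. In particular $\mathcal R\cong\Sigma^{\oplus2^{m-1}}$ as a bundle.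
\end{lemma}

\begin{proof}
The functional $\theta(a+bv)=b$ makes $(x,y)\mapsto\theta(xy)$ a perfect pairing on $R$, so $\varphi\mapsto\theta\varphi$ identifies $\mathrm{Hom}_R(M,R)$ with $M^*$ for every $R$-module $M$. Thus $\mathrm{Cl}_0(V)=\mathbb S\otimes_R\mathbb S^*$, and restricting functionals to the $R$-submodule $\mathbb S^U$ gives a surjection $\mathrm{Cl}_0(V)\otimes\mathcal O\to\mathbb S\otimes_R(\mathbb S^U)^\vee$, which is restriction of endomorphisms to $\mathbb S^U$. It kills $\mathrm{Cl}_1U$, so it factors through $\mathcal R$. Both bundles have rank $2^{m-1}2^{m-2}$.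
\end{proof}

To pass from perfect complexes to $\mathrm D^b$ we will need $\mathcal R$ to be flat over $\mathrm{Cl}_0(V)$, that is, $\Sigma$ to be flat over $R$. For $q(v)=0$ this fails pointwise, since $v$ acts by $0$ on $\Sigma_W$ when $v\in W$; but it holds for sheaves.

\begin{lemma}\label{lem:exact}
If $q(v)=0$, then $\ker v=\operatorname{im}v$ as subsheaves of $\Sigma|_X$.
\end{lemma}

\begin{proof}
Let $\mathcal X=\{(W,x):x\in W^\perp\}\subset X'\times V'$, the total space of $U^\perp$. It is smooth, and the fiber of $\mathcal X\to V'$ over $x$ is $X_x$. The tautological endomorphism $\xi$ of $\Sigma$ on $\mathcal X$ satisfies $\xi^2=q$, and $q$ is a nonzero divisor, so $\xi$ is injective. If $\xi s=qt=\xi(\xi t)$, then $s=\xi t$. Hence $\ker\xi=\operatorname{im}\xi$ on the divisor $D=\{q=0\}\subset\mathcal X$. The nonzero isotropic vectors form one $G$-orbit $O$. Pulling back along the smooth map $G\to O$, $g\mapsto gv$, turns $D|_O$ with $(\Sigma,\xi)$ into $G\times X_v$ with the pullback of $(\Sigma,v)$. Exactness on $G\times X_v$ descends to $X_v$.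
\end{proof}

\subsection{The complex $P$}\label{ssec:P}
We need the object that carries the untwisted double cover. If $q$ is nondegenerate, then $\mathcal N=\mathcal Ov\perp\mathcal N_0$ on $X$, with $\mathcal N_0$ of rank $2m-4$, and the middle exterior power $\Lambda^{m-2}\mathcal N_0$ splits into two eigenbundles of the Hodge star. This bundle is built from $E$ by tensor operations, so it has no Brauer twist, and its two halves are exchanged by monodromy. In corank $1$, however, the rank of $U^\perp/U$ computed in $V$ jumps along $\{W\ni v\}$. We therefore replace $\mathcal N_0$ by a complex. On $\mathrm{OGr}(2,\mathfrak Q)$ put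
\[
L=\{U\to f^*E\to U^*\otimes\mathcal L\}\ \ (\text{degrees }-1,0,1),\qquad P=\Lambda^{m-2}L .
\]
In characteristic $0$ the graded exterior power of a complex of vector bundles is a direct summand of its tensor power, so it preserves quasi-isomorphisms and commutes with duals. Terms of odd degree enter through symmetric powers.

On a fiber, both $L$ and $\{U\to U^\perp\to\mathcal O\}$ are subcomplexes of $\{U\to V'\to U^*\oplus\mathcal O\}$, with acyclic quotients $\{\mathcal O\to\mathcal O\}$ and $\{V'/U^\perp\to U^*\}$. So $L\simeq\{\mathcal N\xrightarrow{(v,-)}\mathcal O\}$ in degrees $0,1$. Let $e=v\wedge-$ and let $\iota$ be contraction with $(v,-)$ on $\Lambda^\bullet\mathcal N$. Then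
\begin{equation}\label{eq:P}
P\simeq\{\Lambda^{m-2}\mathcal N\xrightarrow{\iota}\Lambda^{m-3}\mathcal N\xrightarrow{\iota}\cdots\xrightarrow{\iota}\mathcal O\},\qquad
P^\vee\simeq\{\mathcal O\xrightarrow{e}\mathcal N\xrightarrow{e}\cdots\xrightarrow{e}\Lambda^{m-2}\mathcal N\},
\end{equation}
with $\Lambda^{m-2}\mathcal N$ in degree $0$ in both. For $q(v)\ne0$ we recover $L\simeq\mathcal N_0$.

\begin{lemma}\label{lem:sheaf}
$P^\vee$ has cohomology only in degree $0$.
\end{lemma}

\begin{proof}
Where the section $v$ of $\mathcal N$ does not vanish, the Koszul complex of $e$ is exact, so its truncation $P^\vee$ is exact in negative degrees. The vanishing locus $Y=\{W\ni v\}$ is empty if $q(v)\ne0$. Otherwise it is the quadric in $\mathbb P(v^\perp/v)$, of dimension $2m-3$ and codimension $2m-4\ge m-2$ in $X$. The acyclicity lemma of Peskine--Szpiro says that a complex $0\to F_s\to\dots\to F_0$ of finite modules over a noetherian local ring, with $\operatorname{depth}F_i\ge i$ and $H_i$ of finite length for $i\ge1$, has $H_i=0$ for $i\geq1$. If the cohomology in negative degrees were nonzero,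 we would apply this at a generic point $y\in Y$ of its support: $X$ is Cohen--Macaulay, so $\operatorname{depth}\mathcal O_{X,y}\ge2m-4\geq s=m-2$.
\end{proof}

\subsection{The collection}
Consider the objects
\begin{itemize}
\item $U_i(j)$ for $0\le i\le m-3$, $0\le j\le 2m-4$, and $U_{m-2}(j)$ for $1\le j\le m-2$;
\item $\Sigma(j)$ for $0\le j\le2m-4$;
\item $P(m-2)$.
\end{itemize}
The twist $j$ is the \emph{level}. Order the objects by level; within level $j$ list the $U_i(j)$ by increasing $i$, then $P(m-2)$ if $j=m-2$, then $\Sigma(j)$. There are $(m-2)(2m-3)+(m-2)=(m-2)(2m-2)$ objects of the first kind and $2m-3=n$ of the second.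

\begin{proposition}\label{prop:fiber}
Let $T_1,T_2,\dots$ be the ordered collection.
\begin{itemize}
\item[(i)] $\mathrm{RHom}_X(T_b,T_a)=0$ for $b>a$.
\item[(ii)] $\mathrm{RHom}(U_i,U_i)=k$ for the $U_i$ that occur; $\mathrm{RHom}(\Sigma,\Sigma)=R$, so $\mathrm{Cl}_0(V)\to\mathrm{RHom}(\mathcal R,\mathcal R)$ is an isomorphism; and $\mathrm{RHom}(P,P)$ is $2$-dimensional, in degree $0$.
\item[(iii)] If $F\in\mathrm D_{qc}(X)$ and $F\perp T_a$ for all $a$, then $F=0$.
\end{itemize}
\end{proposition}

In (ii), the statement for $\mathcal R$ follows from the one for $\Sigma$: an $R$-basis of $\mathbb S$ and Lemma~\ref{lem:R} identify both sides with matrices of size $2^{m-1}$ over $R$. For $m\ge3$, parts (i), (ii) are proved in Section~\ref{sec:so} and part (iii) in Section~\ref{sec:gen}.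

\begin{proof}[Proof for $m=2$]
The collection is $(\mathcal O,\Sigma)$, since $P=\Lambda^0L=\mathcal O$. The variety $X$ consists of two conics in the Pl\"ucker embedding, so $\mathcal O(1)$ has degree $2$ on each component. By \eqref{eq:spin}, $\Sigma$ is a line bundle with $\Sigma^{\otimes 2}=\mathcal O(1)$, so it has degree $1$ on each. Hence $\mathrm{RHom}(\Sigma,\mathcal O)=0$, both endomorphism complexes are $k\times k$, and $\mathcal O,\Sigma$ generate. It remains to see that $v$ is not a scalar on $\Sigma$. On the line $\mathbb S^W$ it acts by a square root of $q(v)$. Let $u\in V$ be nonisotropic, with reflection $g$, so $uwu^{-1}=-g(w)$. Then $u\mathbb S^W=\mathbb S^{gW}$, and $u$ anticommutes with $v$, so both square roots occur.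
\end{proof}

\begin{example}\label{ex:m3}
For $m=3$ the collection is
\[
\mathcal O,\ \Sigma;\qquad \mathcal O(1),\ U^*(1),\ P(1),\ \Sigma(1);\qquad \mathcal O(2),\ \Sigma(2).
\]
Let $q$ be nondegenerate and write $V=\Lambda^2A$ with $\dim A=4$. Then $X$ is the variety of flags $A_1\subset A_3\subset A$, with $W=A_1\wedge A_3$. Put $A_1=\mathcal O(-1,0)$ and $A/A_3=\mathcal O(0,1)$. Then $\Lambda^2(A_3/A_1)=\mathcal O(1,-1)$, $\det U=A_1^{2}\otimes\Lambda^2(A_3/A_1)=\mathcal O(-1,-1)$, and
\[
P\simeq\mathcal N_0=\Lambda^2(A_3/A_1)\oplus(A_1\otimes A/A_3)=\mathcal O(1,-1)\oplus\mathcal O(-1,1).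
\]
The eigenbundles of $v$ on $\Sigma$ are two line bundles; by \eqref{eq:spin} their product is $\mathcal O(1,1)$ and their ratios are the summands of $\mathcal N_0$. So
\[
\Sigma(j)=\mathcal O(j+1,j)\oplus\mathcal O(j,j+1),\qquad P(1)=\mathcal O(2,0)\oplus\mathcal O(0,2).
\]
This gives $4+3\cdot2+2=12=N(0)$ objects. There are four pairs, as in \eqref{eq:conj}, but they are of two kinds: $-1\in SL(A)$ acts trivially on $V$ and on $\mathcal O(2,0)$, $\mathcal O(0,2)$, and by $-1$ on the summands of $\Sigma(j)$. Only the latter need a Clifford twist in families.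
\end{example}

\section{Semiorthogonality}\label{sec:so}

Let $m\ge3$. In each case $t\geq0$ is the level of the source minus the level of the target when the source is later in the order, and we read off $(\alpha,\beta;\Theta)$ by adding $(m-\frac12,m-\frac32)$ to $(\lambda_1,\lambda_2)$. All cases but two follow term by term from Lemma~\ref{lem:four}. The exceptions, treated in Sections \ref{ssec:PU} and~\ref{ssec:PP}, need the differentials of $P$.

\subsection{The bundles $U_i(j)$ and $\Sigma(j)$}

\emph{From $U_i(j)$ to $U_{i'}(j-t)$.} By \eqref{eq:CG} the summands are $U_{i+i'-2k}(k-i-t)$. With $x=i'-k\ge0$ and $y=i-k\ge0$,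
\[
\alpha=m-\tfrac12+x-t,\qquad\beta=m-\tfrac32-y-t,\qquad\Theta_0=\{\tfrac12,\dots,m-\tfrac52\}.
\]
Criterion (A) holds for $\beta$ if $1\le y+t\le2m-5$, and for $\alpha$ if $2\le t-x\le2m-4$.

Let $1\le t\le 2m-4$ and suppose that the condition for $\beta$ fails, so $y+t\ge2m-4$. Then $2m-4\ge t-x\ge2m-4-(x+y)\ge 2m-4-(i+i')$. If $i,i'\le m-3$, then $t-x\ge2$ and the condition for $\alpha$ holds. If exactly one of $i,i'$ is $m-2$, it holds unless $t-x=1$, which forces $x+y=2m-5$ and $y+t=2m-4$. Then $\alpha=m-\frac32$ and $\beta=-(m-\frac52)$; the numbers $\alpha-1$ and $\beta$ are blocked and $|\beta-1|=\alpha$, so (B) applies. If $i=i'=m-2$, both levels lie in $[1,m-2]$, so $y+t\le(m-2)+(m-3)$, contrary to assumption.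

Let $t=0$ and $i\ge i'$. If $y\ge1$, the condition for $\beta$ holds, as $y\le m-2\le2m-5$. For $i>i'$ we always have $y\geq 1$. For $i=i'$ only the summand $\mathcal O$ remains, with $(\alpha,\beta)=(m-\frac12,m-\frac32)$. Here $\beta-1$ is blocked and $\alpha-1=\beta$, so only position $[0]$ survives and $R\Gamma(X,\mathcal O)=k$.

\smallskip
\emph{From $\Sigma(j)$ to $U_i(j-t)$, $0\le t\le2m-4$.} The bundle is $\Sigma\otimes U_i(-1-t)$, so $\alpha=m-1+i-t$, $\beta=m-2-t$, with tail $\Theta'_0$; all integers of absolute value $\le m-2$ are blocked. For $t\le2m-5$ both $\beta$ and $\beta-1$ are blocked. For $t=2m-4$, $\alpha=i-m+3\in[3-m,1]$, so $\alpha$ and $\alpha-1$ are blocked.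

\smallskip
\emph{From $U_i(j)$ to $\Sigma(j-t)$, $1\le t\le2m-4$.} The bundle is $\Sigma\otimes U_i(-i-t)$, so $\alpha=m-t$, $\beta=m-1-i-t$, with tail $\Theta'_0$. For $t\ge2$ both $\alpha$ and $\alpha-1$ are blocked. For $t=1$, $\beta=m-2-i\in[0,m-2]$, so $\beta$ and $\beta-1$ are blocked.

\smallskip
\emph{From $\Sigma(j)$ to $\Sigma(j-t)$.} The summands are $\Lambda^k\mathcal N(-t)$, with $\alpha=m-\frac12-t$, $\beta=m-\frac32-t$ and tail $\Theta_k$. For $1\le t\le2m-4$ we have $\alpha\le m-\frac32$ and $\beta-1\ge-(m-\frac32)$, so (B) applies. For $t=0$ a regular weight in \eqref{eq:four} must have first coordinate $\alpha=m-\frac12$ and second coordinate the value missing from $\Theta_k$. This leaves $(\alpha,\beta)$ for $k=0$, with $H^0=k$, and $(\alpha,\beta-1)$ for $k=1$, with one inversion, so $H^1=k$ in position $[1]$. Hence $\mathrm{RHom}(\Sigma,\Sigma)$ is $2$-dimensional, in degree $0$. It contains $1$ and $v$, and $v$ is not a scalar: if $q(v)\ne0$ it is invertible and anticommutes on $\Sigma_W$ with a nonisotropic vector of $\mathcal N_W$ orthogonal to $v$; if $q(v)=0$ it has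 square $0$ and is nonzero by Lemma~\ref{lem:exact}. So $\mathrm{RHom}(\Sigma,\Sigma)=R$.

\subsection{The easy cases for $P$}

We use the terms $\Lambda^k\mathcal N$, $0\le k\le m-2$, of \eqref{eq:P}.

\emph{From $U_i(m-2+t)$ to $P(m-2)$, $1\le t\le m-2$.} At these levels $i\le m-3$. The terms $U_i(-i-t)\otimes\Lambda^k\mathcal N$ have $\alpha=m-\frac12-t\le m-\frac32$ and $\beta-1=m-\frac52-i-t\ge-(m-\frac52)$, with tail $\Theta_k$. Criterion (B) applies.

\emph{Between $\Sigma$ and $P$.} The highest weight of a component of $\Sigma\otimes\Lambda^k\mathcal N$ has $\mu=1^k+(\pm\frac12,\dots,\pm\frac12)$ and is dominant, so $\mu=(\frac12,\dots,\frac12)+1^l$ with $l\le k$, and the tail is $\Theta'_l$. From $\Sigma(m-2+t)$ to $P(m-2)$, $0\le t\le m-2$, we get $\alpha=m-1-t$ and $\beta-1=m-3-t\ge-1$. From $P(m-2)$ to $\Sigma(m-2-t)$, $1\le t\le m-2$, we get $\alpha=m-t$ and $\beta-1=m-2-t\ge0$. In both cases all four numbers have absolute value at most $m-1$, and (B) applies.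

\subsection{From $P(m-2)$ to $U_i(m-2-t)$}\label{ssec:PU}
Here $0\le t\le m-2$, and either $i\le m-3$, or $i=m-2$ and $t\le m-3$. We must show $R\Gamma(X,P^\vee\otimes M)=0$ for $M=U_i(-t)$. The terms $\Lambda^k\mathcal N\otimes M$ have
\[
\alpha=m-\tfrac12+i-t,\qquad\beta=m-\tfrac32-t,\qquad\Theta_k .
\]
If $i<t$, then $\alpha\le m-\frac32$ and $\beta-1\ge-\frac12$, so (B) applies; this covers $t=m-2$. Let $i\ge t$ and $t\le m-3$. Then $\frac12\leq\beta-1<\beta\le m-\frac32$, so in a regular weight the second coordinate is the value missing from $\Theta_k$ and the first is at least $m-\frac12$. Put $\mathsf H=H^0(Q',\mathcal O(i-t))$ and $\mathsf H'=H^0(Q',\mathcal O(i-t-1))$, the irreducible representations of highest weights $(i-t,0,\dots)$ and $(i-t-1,0,\dots)$, with $\mathsf H'=0$ if $i=t$. Multiplication by a linear form embeds $\mathsf H'$ in $\mathsf H$ as a proper subspace, so $\dim\mathsf H'<\dim\mathsf H$. The second coordinate is smaller than exactly $k$ elements of $\Theta_k$, so the surviving terms are: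
\[
\begin{array}{lll}
k=t: & (\alpha,\beta)\ [0]:\ \mathsf H\text{ in degree }t, & (\alpha-1,\beta)\ [1]:\ \mathsf H'\text{ in degree }t-1;\\[2pt]
k=t+1: & (\alpha,\beta-1)\ [1]:\ \mathsf H\text{ in degree }t, & (\alpha-1,\beta-1)\ [2]:\ \mathsf H'\text{ in degree }t-1 .
\end{array}
\]
Two consecutive terms of $P^\vee\otimes M$ have cohomology, and we must show that they cancel, that is, that
\begin{equation}\label{eq:cancel}
e\colon R\Gamma(X_v,\Lambda^t\mathcal N\otimes M)\to R\Gamma(X_v,\Lambda^{t+1}\mathcal N\otimes M)
\end{equation}
is an isomorphism. For $q(v)\ne0$ this can be computed on the homogeneous space $X_v$. We then transport the result to $q(v)=0$ by letting $v$ vary equivariantly.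

\emph{The case $q(v)\ne0$.} From $\mathcal N=\mathcal Ov\oplus\mathcal N_0$, the map $e\colon\Lambda^t\mathcal N\to\Lambda^{t+1}\mathcal N$ has kernel $\Lambda^{t-1}\mathcal N_0$ and cokernel $\Lambda^{t+1}\mathcal N_0$. The kernel tensored with $M$ is a summand of $\Lambda^{t-1}\mathcal N\otimes M$, which has no cohomology by the list above. For the cokernel we use BBW in type $D_m$ on $X_v=\mathrm{OGr}(2,2m)$: there $\rho=(m-1,\dots,1,0)$, and a weight is singular if two coordinates have the same absolute value. For the weight $(i-t,-t;1^{t+1})$ the second shifted coordinate is $m-2-t$, and the $(t+3)$-rd is $(m-t-3)+1=m-2-t$. If $t=m-3$, then $\Lambda^{m-2}\mathcal N_0$ has two components with $\mu=(1,\dots,1,\pm1)$, and these coordinates are $1$ and $\pm1$. So the cohomology vanishes and \eqref{eq:cancel} is an isomorphism.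

\emph{All $v\ne0$.} Let $\mathcal X\subset X'\times V'$ be as in the proof of Lemma~\ref{lem:exact} and let $B=k[V']$, graded by degree; $B(-p)$ is generated in degree $p$. We work with $G$-equivariant graded $B$-modules, among which the modules $\mathsf H\otimes B(-p)$ are projective because $G$ is reductive and $\operatorname{char}k=0$. The Koszul resolution of $\mathcal O_{\mathcal X}$ has terms $\Lambda^pU\otimes B(-p)$. By the list above, $R\Gamma(\mathcal X,\Lambda^t\mathcal N\otimes M)$ is represented by a complex $[\mathsf H'\otimes B(-1)\to\mathsf H\otimes B]$ in degrees $t-1,t$, and $R\Gamma(\mathcal X,\Lambda^{t+1}\mathcal N\otimes M)$ by a complex $[\mathsf H'\otimes B(-2)\to\mathsf H\otimes B(-1)]$. The universal map $e$ is linear in the vector, so it goes to the twist by $(1)$ of the second complex, which has the same terms as the first. A morphism between bounded complexes of projectives is a chain map, and the equivariant endomorphisms of degree $0$ of $\mathsf H\otimes B$ and of $\mathsf H'\otimes B(-1)$ are scalars by Schur's lemma. So $e$ is given by a pair of scalars $(\lambda',\lambda)$.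 The Koszul complex stays a resolution on every fiber over $v\neq0$, so $\mathcal X$ is flat over $V'\setminus0$, and specializing at any $v\ne0$ gives \eqref{eq:cancel}.

Specialize at $v$ with $q(v)\ne0$, and let $\delta_1,\delta_2\colon\mathsf H'\to\mathsf H$ be the differentials of source and target. If $\lambda=0$, the map on $H^t$ is zero while $\operatorname{coker}\delta_2\ne0$, a contradiction. If $\mathsf H'\neq0$ and $\lambda'=0$, then $\lambda\delta_1=\delta_2\lambda'=0$, so $\delta_1=0$, and $H^{t-1}=\mathsf H'$ maps to zero, a contradiction. So $(\lambda',\lambda)$ is an isomorphism of complexes over $B$, and \eqref{eq:cancel} is an isomorphism for every $v\ne0$. This completes the proof of Proposition~\ref{prop:fiber}(i).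

\subsection{Endomorphisms of $P$}\label{ssec:PP}
We first determine all morphisms between the terms of $P$. We use the first fundamental theorem of invariant theory in the following form. Let $N$ be a nondegenerate space of odd dimension $d$. The $SO(N)$-invariant multilinear forms in $s$ vectors are spanned by products of pairings $(x_a,x_b)$ if $s$ is even, and by such products times one determinant $\det(x_{a_1},\dots,x_{a_d})$ if $s$ is odd.

Fix a volume form of norm $1$ on $V'$, hence on $\mathcal N$, and let $*\colon\Lambda^k\mathcal N\to\Lambda^{2m-3-k}\mathcal N$ be the Hodge star, defined by $\eta\wedge*\omega=(\eta,\omega)\,\mathrm{vol}$. It satisfies $**=\pm1$, $\iota*=\pm*e$ and $e*=\pm*\iota$. Put $J=*\,e\in\mathrm{End}(\Lambda^{m-2}\mathcal N)$. Then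
\begin{equation}\label{eq:rel}
e^2=\iota^2=0,\quad \iota e+e\iota=q(v),\quad \iota J=\pm*e^2=0,\quad J^2=*e*e=\kappa\,\iota e\ \text{ with }\kappa=\pm1 .
\end{equation}

\begin{lemma}\label{lem:homs}
For $0\le i,j\le m-2$, $\mathrm{RHom}_X(\Lambda^i\mathcal N,\Lambda^j\mathcal N)$ lies in degree $0$ and has basis: $1$ if $i=j=0$; $1,e\iota$ if $1\le i=j\le m-3$; $1,e\iota,J$ if $i=j=m-2$; $e$ if $j=i+1$; $\iota$ if $j=i-1$. It is zero if $|i-j|\ge2$.
\end{lemma}

\begin{proof}
Weights of $\Lambda^i\otimes\Lambda^j$ have entries at most $2$, so the components have $\mu=(2^a,1^b,0,\dots)$. The tail is $\{\frac12,\dots,m-\frac12\}$ with the two values $m-\frac12-a$ and $m-\frac32-a-b$ removed, and $(\alpha,\beta)=(m-\frac12,m-\frac32)$. A weight in \eqref{eq:four} is regular only if its two coordinates are the removed values, and then the representation is trivial. This happens for $\mu=0$ in position $[0]$, for $\mu=(1)$ in position $[1]$ with one inversion, and for $\mu=(2)$ in position $[2]$ with two inversions. All contributions are in degree $0$, so the dimension is the sum of the multiplicities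 of $k$, $N$ and $\mathrm{Sym}^2_0N$ (traceless tensors) in $\Lambda^iN\otimes\Lambda^jN$, for $SO(N)$ with $d=\dim N=2m-3$.

We bound these by counting invariant forms on $\Lambda^i\otimes\Lambda^j\otimes N^\mu$. A pairing of two slots inside $\Lambda^i$, inside $\Lambda^j$ or inside $\mathrm{Sym}^2_0$ gives zero. So does pairing both symmetric slots with the same exterior power, or putting both in the determinant. Forms that differ by permuting slots of an exterior power agree up to sign. For $\mu=0$: pairings give one form if $i=j$, and a determinant needs $i+j\ge d$, which is impossible. For $\mu=(1)$: pairings give one form if $|i-j|=1$, and a determinant needs $i+j+1\ge d$, so $i=j=m-2$, with one form. For $\mu=(2)$: pairings give one form if $i=j\ge1$; a determinant needs $i+j+1\ge d$, so $i=j=m-2$, but then $s=i+j+2$ is even. The bounds are the sizes of the lists in the statement.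

It remains to show independence, at a point $W\not\ni v$, where $v\ne0$ in $N=\mathcal N_W$. There $e$ and $\iota$ are nonzero in the given degrees. The map $e\iota$ on $\Lambda^iN$, $1\le i\le m-2$, is not a scalar. Indeed it kills $\Lambda^i(v^\perp)\neq0$; and if $w$ is a vector with $(v,w)=1$ and $\xi$ is a product of $i-1$ vectors orthogonal to $v$ and independent modulo $v$, then $e\iota(w\wedge\xi)=v\wedge\xi\ne0$. Finally, let $g$ be the reflection in a nonisotropic vector of $v^\perp\subset N$, which exists since the form on $v^\perp$ has rank at least $2m-5\ge1$. It commutes with $e$ and $\iota$ and anticommutes with $*$, hence with $J$. Conjugating a relation $a+b\,e\iota+cJ=0$ by $g$ gives $cJ=0$, so $c=0$.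
\end{proof}

By Lemma~\ref{lem:homs}, $\mathrm{RHom}(P,\Lambda^i\mathcal N)$ is the complex with terms $\mathrm{Hom}(\Lambda^a\mathcal N,\Lambda^i\mathcal N)$ in degree $a-(m-2)$ and differential $\varphi\mapsto\varphi\iota$. For $i=0$ it is $\langle1\rangle\to\langle\iota\rangle$, which is exact. For $1\le i\le m-3$ it is $\langle e\rangle\to\langle1,e\iota\rangle\to\langle\iota\rangle$ with $e\mapsto e\iota$, $1\mapsto\iota$, $e\iota\mapsto0$, which is exact. For $i=m-2$ it is $\langle e\rangle\to\langle1,e\iota,J\rangle$, with cohomology $\langle1,J\rangle$ in degree $0$. So the projection $P\to\Lambda^{m-2}\mathcal N$ induces $\mathrm{RHom}(P,P)\cong\langle1,J\rangle$. Since $\iota J=0$, the map $(J,0,\dots,0)$ is a chain endomorphism of $P$, again denoted $J$. Taking $e$ as a homotopy, $q(v)\cdot\mathrm{id}_P$ is homotopic to $(q(v)-e\iota,0,\dots,0)=(\iota e,0,\dots,0)$. By \eqref{eq:rel},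
\begin{equation}\label{eq:endP}
\mathrm{RHom}_X(P,P)=k[J]/(J^2-\kappa q(v)).
\end{equation}
This completes the proof of Proposition~\ref{prop:fiber}(ii).

\section{Generation}\label{sec:gen}

Let $m\ge3$ and let $F\in\mathrm D_{qc}(X)$ be orthogonal to the collection. We show that $F=0$. The idea is to reduce to quadrics, where Kapranov's theorem is available: on a smooth quadric $Z$ of odd dimension $d$, with spinor bundle $\Sigma_Z$ normalized as a quotient of the spinor module as above, $(\Sigma_Z(-1),\mathcal O,\dots,\mathcal O(d-1))$ is a full exceptional collection. The flag variety $\mathbb P_X(U)$ fibers over $Q$, but its fibers are quadrics of even dimension that may be singular, as may $Q$. As before, we enlarge to $V'$.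

We use one general fact, due to Neeman: the residue fields generate $\mathrm D_{qc}$ of a noetherian affine scheme as a localizing subcategory. Hence an object of $\mathrm D_{qc}$ of a noetherian scheme whose derived restriction to every point vanishes is zero; in particular, for a flat morphism, an object whose restriction to every geometric fiber vanishes is zero.

\subsection*{Step 0: $P$ supplies one more bundle}
The terms of $P(m-2)$ are $\mathrm{Sym}^aU\otimes\Lambda^cV\otimes U_b(m-2)$ with $a+b+c=m-2$. By \eqref{eq:CG} they are sums of bundles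
\begin{equation}\label{eq:triangle}
U_l(m-2-\tau),\qquad0\le\tau\le l\le m-2,
\end{equation}
with $l=a+b-2k$ and $\tau=a-k$. All of these are in the collection except $U_{m-2}$, where $\tau=l=m-2$, and this occurs once, for $a=m-2$. So $F\perp U_{m-2}$. From now on we use only:
\begin{equation}\label{eq:list}
F\perp U_i(j)\ (i\le m-3,\ 0\le j\le2m-4),\quad F\perp U_{m-2}(j)\ (0\le j\le m-2),\quad F\perp\Sigma(j)\ (0\le j\le2m-4).
\end{equation}

\subsection*{The array $c(a,b)$}
Let $H=\{\ell\subset W:\ W\in X',\ \ell\in Q\}$ and let $\phi\colon H\to Q$ be the projection. With $\mathcal V=\ell^\perp/\ell$, a nondegenerate bundle of rank $2m-1$ on $Q'$ with trivial determinant, $\phi$ is the bundle of smooth quadrics of dimension $2m-3$ in $\mathbb P_Q(\mathcal V)$. Put $\mathcal O(h)=\ell^*$ and $\mathcal O(g)=(W/\ell)^*$. Let $u\colon\mathbb P_X(U)\to H$ be the inclusion and $\psi\colon\mathbb P_X(U)\to X$ the projection; then $\psi^*\mathcal O(1)=\mathcal O(h+g)$ and $\omega_\psi=\mathrm{Hom}(W/\ell,\ell)=\mathcal O(g-h)$. Define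
\[
\mathcal G=u_*(\psi^*F\otimes\mathcal O(g)),\qquad F_b=\phi_*(\mathcal G(-bg))\in\mathrm D_{qc}(Q),\qquad c(a,b)=\mathrm{RHom}_Q(\mathcal O(ah),F_b).
\]
We call $F_b$ the $b$-th \emph{row}. The twist by $g$ makes the array symmetric. Indeed, let $A$ be a vector bundle on $X'$, pulled back to $H$. Since $\psi^*F=\psi^!F\otimes\mathcal O(h-g)[-1]$, adjunction gives
\[
\mathrm{RHom}_H(A(ah+bg),\mathcal G)=\mathrm{RHom}_X\big(A\otimes\psi_*\mathcal O((a-b-1)h)\otimes\mathcal O(b)[1],F\big).
\]
Now $\psi_*\mathcal O(dh)$ is $U_d$ for $d\ge0$, zero for $d=-1$, and $U_{-d-2}(d+1)[-1]$ for $d\le-2$ by duality. So, up to shift,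
\begin{equation}\label{eq:array}
\mathrm{RHom}_H(A(ah+bg),\mathcal G)=\begin{cases}\mathrm{RHom}_X\big(A\otimes U_{|a-b|-1}(\min(a,b)),F\big),&a\ne b,\\0,&a=b.\end{cases}
\end{equation}
For $A=\mathcal O$ the left side is $c(a,b)$; in particular $c(a,b)=0$ if and only if $c(b,a)=0$.

There are exact sequences
\begin{equation}\label{eq:Kseq}
0\to\mathcal K(-h)\to\mathbb S\otimes\mathcal O\to\mathcal K\to0\ \text{ on }Q',\qquad0\to\Sigma(-g)\to\mathcal K\to\Sigma\to0\ \text{ on }H .
\end{equation}
The first holds because $\mathbb S^\ell=\ell\mathbb S$. In the second, the kernel $W\mathbb S/\ell\mathbb S$ is a quotient of $(W/\ell)\otimes\mathbb S/W\mathbb S$ of the same rank. By the second sequence and \eqref{eq:array} with $A=\Sigma$ at $(b,b)$ and $(b,b-1)$,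
\begin{equation}\label{eq:Krow}
F_b\perp\mathcal K(bh)\iff F\perp\Sigma(b-1);\qquad\text{so }F_b\perp\mathcal K(bh)\text{ for }1\le b\le2m-3 .
\end{equation}

Kapranov's collection on the fibers of $\phi$ will show that $\mathcal G=0$ once the rows $0\le b\le 2m-4$ and one spinor row vanish. A row vanishes once it is orthogonal to $2m-2$ consecutive line bundles and one spinor bundle, by the following lemma, valid for singular $Q$.

\begin{lemma}\label{lem:Q}
Let $M\in\mathrm D_{qc}(Q)$.
\begin{itemize}
\item[(i)] If $M\perp\mathcal O(a)$ for $a_0\le a\le a_0+2m-3$ and $M\perp\mathcal K(c)$ for some $c\in[a_0-1,a_0+2m-3]$, then $M=0$.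
\item[(ii)] If $M\perp\mathcal O(a)$ for $0\le a\le2m-4$ and $M\perp\mathcal K(c)$ for some $c\in[-1,2m-4]$, then $M\cong\mathcal O_Q(-1)\otimes M'$ for a complex of vector spaces $M'$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $M\perp\mathcal O(c)$, then \eqref{eq:Kseq} shows that $M\perp\mathcal K(c)$ if and only if $M\perp\mathcal K(c-1)$; so we may take $c=a_0-1$. On $Q'$ the collection $(\mathcal K(a_0-1),\mathcal O(a_0),\dots,\mathcal O(a_0+2m-2))$ is full and exceptional. By Serre duality we may move the last member to the front after tensoring with $\omega_{Q'}=\mathcal O(-(2m-1))$, which turns it into $\mathcal O(a_0-1)$. The pushforward $M_1$ of $M$ to $Q'$ is orthogonal to all other members, so $M_1\cong\mathcal O_{Q'}(a_0-1)\otimes M'$ with $M'=\mathrm{RHom}(\mathcal O(a_0-1),M_1)$. The linear form $(v,-)$ acts by zero on the cohomology sheaves of $M_1$ and injectively on $\mathcal O_{Q'}\otimes H^p(M')$. So $M'=0$.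

(ii) By BBW on $Q'$, $\mathcal O(-r)$ has shifted weight $(m-\frac12-r;m-\frac32,\dots,\frac12)$ and is acyclic for $1\le r\le2m-2$, and $\mathcal K(-r)$ has shifted weight $(m-r;m-1,\dots,1)$ and is acyclic for $1\le r\le2m-1$. Use the resolution $\mathcal O(-1)\to\mathcal O$ of $\mathcal O_Q$. Then $R\Gamma(Q,\mathcal O)=k$; $R\Gamma(Q,\mathcal O(-1-a))=0$ for $0\le a\le2m-4$; and $\mathrm{RHom}(\mathcal K(c),\mathcal O_Q(-1))=R\Gamma(Q,\mathcal K(-c-2))=0$ for $-1\le c\le2m-4$. So the cone of $\mathcal O_Q(-1)\otimes\mathrm{RHom}(\mathcal O(-1),M)\to M$ satisfies (i) with $a_0=-1$.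
\end{proof}

By \eqref{eq:list} and \eqref{eq:array}, $c(a,b)$ vanishes on the diagonal, on the band $|a-b|\le m-2$ with $0\le\min(a,b)\le2m-4$, and for $|a-b|=m-1$ with $0\le\min(a,b)\le m-2$. The band alone has width $2m-3$, one short of what Lemma~\ref{lem:Q}(i) needs; the bundles $U_{m-2}(j)$ supply the missing entry in the upper rows. The lower rows are cut off by the condition $a\ge0$ and need a further argument. Table~\ref{tab:array} shows the case $m=4$.

\begin{table}[ht]
\[
\begin{array}{c|ccccccc}
b\backslash a&0&1&2&3&4&5&6\\\hline
5& & &\bullet&\bullet&\bullet&\bullet& \\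
4&\circ&\bullet&\bullet&\bullet&\bullet&\bullet&\bullet\\
3&\bullet&\bullet&\bullet&\bullet&\bullet&\bullet&\circ\\
2&\bullet&\bullet&\bullet&\bullet&\bullet&\bullet&\circ\\
1&\bullet&\bullet&\bullet&\bullet&\bullet& & \\
0&\bullet&\bullet&\bullet&\bullet&\circ& &
\end{array}
\]
\caption{Vanishing of the symmetric array $c(a,b)$ for $m=4$. A dot marks an entry that vanishes by hypothesis; a row vanishes once it has $6$ consecutive zeros (and a spinor condition holds). Rows $2,3,4$ vanish at once, which gives the circled entries. Rows $0$ and $1$ have only $5$ consecutive zeros; row $5$ provides the missing information.}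
\label{tab:array}
\end{table}

\subsection*{Step 1: the rows $b\in I=[m-2,2m-4]$ vanish}
For $b\in[m-1,2m-4]$ take $a\in[b-m+1,b+m-2]$. The entries with $|a-b|\le m-2$ are in the band, and $a=b-m+1$ has $|a-b|=m-1$ and $\min(a,b)=a\in[0,m-3]$. For $b=m-2$ take $a\in[0,2m-3]$. The entries with $a\le2m-4$ are in the band, and $a=2m-3$ has $|a-b|=m-1$ and $\min(a,b)=m-2$. With \eqref{eq:Krow}, Lemma~\ref{lem:Q}(i) gives $F_b=0$. By symmetry, $c(a,b)=0$ whenever $a\in I$ or $b\in I$.

\subsection*{Step 2: the spinor row $F_\Sigma=\phi_*\mathrm R\mathcal Hom(\Sigma((m-2)g),\mathcal G)$ vanishes}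
We apply Lemma~\ref{lem:Q}(i) with $a_0=0$ and $c=m-2$.

\emph{Line bundles.} By \eqref{eq:array} we need $F\perp\Sigma\otimes U_i(j)$ for $(i,j)=(m-3-a,a)$ with $0\le a<m-2$, and for $j=m-2$ with $0\le i\le m-2$. Let $\mathcal C(i,j)$ be the thick subcategory generated by $\Sigma(j),\dots,\Sigma(j+i)$ and the $U_l(j+p)$ with $p\ge1$, $l\ge0$, $p+l\le i$. We claim that $\Sigma\otimes U_i(j)\in\mathcal C(i,j)$. By \eqref{eq:Kseq}, on $\mathbb P_X(U)$ the bundle $\mathbb S\otimes\mathcal O$ has a filtration with quotients $\Sigma(-h-g)$, $\Sigma(-h)$, $\Sigma(-g)$, $\Sigma$. Apply $\psi_*(-\otimes\mathcal O(ih))$ and twist by $j+1$: the bundle $\mathbb S\otimes U_i(j+1)$ is built from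
\[
\Sigma\otimes U_i(j),\quad\Sigma\otimes U_{i-1}(j+1),\quad\Sigma\otimes U_{i+1}(j),\quad\Sigma\otimes U_i(j+1),
\]
with $U_{-1}=0$. The category $\mathcal C(i+1,j)$ contains $U_i(j+1)$, $\mathcal C(i,j)$ and $\mathcal C(i,j+1)\supset\mathcal C(i-1,j+1)$, so the claim follows by induction on $i$. In our cases $j\ge0$, $i+j\le2m-4$ and $l\le i-1\le m-3$, so all generators of $\mathcal C(i,j)$ are in the list \eqref{eq:list}.

\emph{The spinor bundle.} We need $\mathrm{RHom}_H(\Sigma\otimes\mathcal K((m-2)(h+g)),\mathcal G)=0$. By \eqref{eq:Kseq} and \eqref{eq:array} with $A=\Sigma\otimes\Sigma$, the quotient $\Sigma$ of $\mathcal K$ contributes a diagonal entry, which is $0$, and the subbundle $\Sigma(-g)$ contributes $\mathrm{RHom}_X(\Sigma\otimes\Sigma(m-3),F)$. By \eqref{eq:spin}, $\Sigma\otimes\Sigma(m-3)=\bigoplus_{k\le m-2}\Lambda^k\mathcal N(m-2)$. Since $\mathcal N\simeq\{U\to V'\to U^*\}$, each $\Lambda^k\mathcal N(m-2)$ is built from bundles \eqref{eq:triangle}, which are in the list \eqref{eq:list}.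

\subsection*{Step 3: the structure of $\mathcal G$}
Put $\mathcal V_r=\phi_*\mathcal O(rg)$ for $r\geq0$; it is the restriction from $Q'$ of the bundle $\mathrm{Sym}^r\mathcal V/\mathrm{Sym}^{r-2}\mathcal V$, a direct summand of $\mathrm{Sym}^r\mathcal V$. For negative twists, $\phi_*\mathcal O(-rg)=0$ for $1\le r\le2m-4$, and $\phi_*\mathcal O(-(2m-3)g)=\mathcal O[-(2m-3)]$ because $\omega_\phi=\mathcal O(-(2m-3)g)$. On a geometric fiber $Z$ of $\phi$, the bundle $\Sigma$ restricts to $\Sigma_Z$, and $\Sigma_Z(-r)$ is acyclic for $1\le r\le2m-3$ (the computation in Lemma~\ref{lem:Q}(ii), with $m-1$ for $m$).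

Set $\mathcal G^{(m-3)}=\mathcal G$ and, for $b=m-3,\dots,0$,
\[
N_b=\phi_*(\mathcal G^{(b)}(-bg)),\qquad\mathcal G^{(b-1)}=\mathrm{cone}\big(\phi^*N_b(bg)\to\mathcal G^{(b)}\big).
\]
By descending induction, $\phi_*(\mathcal G^{(b)}(-b'g))=0$ for $b<b'\le2m-4$: Step~1 is the start, and passing to $\mathcal G^{(b-1)}$ kills row $b$ and changes row $b'>b$ by $N_b\otimes\phi_*\mathcal O((b-b')g)=0$. The spinor row changes by $N_b\otimes\phi_*(\Sigma^\vee((b-m+2)g))$, which vanishes since the bundle restricts to $\Sigma_Z(-(m-1-b))$. By base change along the flat map $\phi$, the restriction of $\mathcal G^{(-1)}$ to $Z$ is orthogonal to $\mathcal O,\dots,\mathcal O(2m-4)$ and $\Sigma_Z(m-2)$, hence to $\Sigma_Z(-1)$ by the sequence $0\to\Sigma_Z(-1)\to\mathcal O^{\oplus 2^{m-1}}\to\Sigma_Z\to0$. By Kapranov's theorem it is zero, so $\mathcal G^{(-1)}=0$.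

Thus $\mathcal G$ is built from $\phi^*N_b(bg)$, $0\le b\le m-3$. For $0\le b\le m-3$, the row $F_b$ is built from $N_b$ and $N_{b'}\otimes\mathcal V_{b'-b}$, $b'>b$. Solving for $N_b$ and substituting repeatedly,
\begin{equation}\label{eq:N0}
N_0\text{ is built from }F_0\text{ and }F_k\otimes\mathcal V_{k_1}\otimes\dots\otimes\mathcal V_{k_s}\quad(1\le k\le m-3,\ k_i\ge1,\ \textstyle\sum k_i=k).
\end{equation}
One more row carries information: $F_{2m-3}$ is built from $N_b\otimes\phi_*\mathcal O((b-2m+3)g)$, and only $b=0$ survives, so $F_{2m-3}$ is a shift of $N_0$. We know $c(a,2m-3)=0$ for $a\in I$ and for $a=2m-3$. With \eqref{eq:Krow},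
\begin{equation}\label{eq:N0perp}
N_0\perp\mathcal O(a)\ \ (m-2\le a\le2m-3),\qquad N_0\perp\mathcal K(2m-3).
\end{equation}

\subsection*{Step 4: the rows $1\le b\le m-3$ vanish}
(For $m=3$ there are no such rows.) Let $0\le b\le m-3$. Then $c(a,b)=0$ for $a\in[0,m-3]$, which is in the band, and for $a\in I$ by Step~1. So $F_b\perp\mathcal O(a)$ for $0\le a\le2m-4$. For $b\ge1$, \eqref{eq:Krow} and Lemma~\ref{lem:Q}(ii) give $F_b\cong\mathcal O_Q(-1)\otimes M_b$.

Suppose some $M_b\neq0$, and let $b_1$ be the largest such $b$. We test \eqref{eq:N0} against the line bundle that sees only $M_{b_1}$, namely $\mathcal O(a)$ with $a=2m-3-b_1\in[m,2m-4]$. Both $N_0$ and $F_0$ are orthogonal to $\mathcal O(a)$. A piece with $1\leq k\le b_1$ contributes $M_k\otimes R\Gamma(Q,\mathcal V^\lambda(-a-1))$, where $\mathcal V^\lambda$ runs over the irreducible components of $\mathcal V_{k_1}\otimes\dots\otimes\mathcal V_{k_s}\subset\mathcal V^{\otimes k}$; so $\lambda$ is a partition with $|\lambda|\le k$, with $r\le k\leq b_1$ nonzero parts. This cohomology is built from $R\Gamma(Q',\mathcal V^\lambda(-t))$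 for $t=a+1$ and $t=a+2$. The shifted weight is $(m-\frac12-t;\ \lambda_i+m-\frac12-i)_{1\le i\le m-1}$. Its first coordinate is $-(m-\frac32-b_1)$ for $t=a+1$ and $-(m-\frac12-b_1)$ for $t=a+2$, and the other coordinates include $\frac12,\dots,m-\frac32-r$. So the first weight is singular, and the second is singular unless $r=b_1$, which forces $k=b_1$ and $\lambda=1^{b_1}$. In that case the other coordinates are $\frac12,\dots,m-\frac12$ without $m-\frac12-b_1$, so the weight is regular and the cohomology is one-dimensional.

The invariant forms on $\Lambda^k\otimes N^{\otimes k}$ have an even number of slots, and each slot of $\Lambda^k$ must be paired with a slot of $N^{\otimes k}$; so $\Lambda^k\mathcal V$ occurs once in $\mathcal V^{\otimes k}$, as the antisymmetric tensors. It lies in $\mathcal V_{k_1}\otimes\dots\otimes\mathcal V_{k_s}$ only if all $k_i=1$. Hence $\mathrm{RHom}(\mathcal O(a),N_0)$ is a shift of $M_{b_1}$, and $M_{b_1}=0$, a contradiction.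

\subsection*{Step 5: the row $b=0$}
By descending induction $N_b=0$ for $b\ge1$, so $\mathcal G\cong\phi^*N_0$ and $N_0\cong F_0$. By Step~4 and \eqref{eq:N0perp}, $F_0\perp\mathcal O(a)$ for $0\le a\le2m-3$ and $F_0\perp\mathcal K(2m-3)$. Lemma~\ref{lem:Q}(i) gives $F_0=0$. So $\mathcal G=0$, $\psi^*F=0$, and $F=\psi_*\psi^*F=0$. This proves Proposition~\ref{prop:fiber}(iii).

\section{From fibers to families}\label{sec:family}

Let $\mathfrak Q\to S$ be as in Theorem~\ref{thm:main}; now $X=\mathrm{OGr}(2,\mathfrak Q)$, and $f$ is flat and projective. There are three things to do: give $P$ an honest module structure over its endomorphism algebra, identify that algebra with $Z(\mathcal Cl_0)$, and pass from $\mathrm D_{qc}$, where the formal arguments are easy, to $\mathrm D^b$.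

\subsection{Local structure}

\begin{lemma}\label{lem:local}
Suppose all fibers have corank at most $1$. \'Etale-locally on $S$ there are a trivialization of $\mathcal L$, a constant nondegenerate quadratic bundle $V'$ of rank $2m+1$ containing $E$, and a generator $v$ of $E^\perp$, such that $q(v)$ vanishes exactly where $q$ degenerates, $Z(\mathcal Cl_0)=\mathcal O_S[v]/(v^2-q(v))$, and $\mathcal Cl_0=\mathcal End_{Z(\mathcal Cl_0)}(\mathbb S\otimes\mathcal O_S)$ with $\mathbb S\otimes\mathcal O_S$ free over $Z(\mathcal Cl_0)$. Hence $\pi\colon\widetilde S\to S$ is finite flat of degree $2$, and $\mathcal Cl_0=\pi_*\mathcal B$ with $\mathcal B$ Azumaya.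
\end{lemma}

\begin{proof}
Near $s\in S$ trivialize $\mathcal L$ and put $V'=E\oplus\mathcal Ow$ with $q'(x+cw)=q(x)+2c\,\tau(x)+\epsilon c^2$. If the corank at $s$ is $0$, take $\tau=0$, $\epsilon=1$. If it is $1$, take $\epsilon=0$ and $\tau\in E^*$ nonzero on $\ker q(s)$; pairing a radical vector $x+cw$ with $\ker q(s)$ gives $c=0$, so $x\in\ker q(s)$, and pairing with $w$ gives $x=0$. So $q'$ is nondegenerate near $s$, and \'etale-locally it has an orthonormal basis. The radical of $q$ is $E\cap E^\perp$, which is nonzero exactly where $q(v)=0$. Let $\mathcal Z=\mathcal O[v]/(v^2-q(v))$. Lifting an $R$-basis of $\mathbb S$ at $s$ (Lemma~\ref{lem:morita}) gives a map $\mathcal Z^{\oplus2^{m-1}}\to\mathbb S\otimes\mathcal O$ of bundles of equal rank that is an isomorphism at $s$, hence near $s$. The map $\mathcal Cl_0\to\mathcal End_{\mathcal Z}(\mathbb S\otimes\mathcal O)$ is an isomorphism on fibers, and the center of a matrix algebra over $\mathcal Z$ is $\mathcal Z$.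
\end{proof}

\subsection{The global objects}
The map $f^*E^*\to U^*$ is onto, so $L^\vee\simeq\{U\otimes\mathcal L^{-1}\to(f^*E/U)^*\}$ in degrees $-1,0$. Thus $P^\vee=\Lambda^{m-2}(L^\vee)$ is a bounded complex of vector bundles in degrees $\le0$ with
\[
H^0=C:=\Lambda^{m-2}\operatorname{coker}\big(U\otimes\mathcal L^{-1}\to(f^*E/U)^*\big).
\]
On each fiber it is exact in negative degrees by Lemma~\ref{lem:sheaf}. A map of $S$-flat coherent sheaves that is injective on fibers is injective with flat cokernel; applying this repeatedly from the left end shows that $P^\vee\cong C$ and that $C$ is flat over $S$. The gain is that $\mathcal A:=f_*\mathcal Hom(C,C)$ (underived) acts on an actual sheaf, so $\widetilde P:=\mathrm R\mathcal Hom_X(C,\mathcal O_X)$ is a complex of $f^*\mathcal A$-modules with underlying object $P$.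

Let $T_a$ run over the objects $U_i(j)$, $\mathcal R(j)$, $\widetilde P(m-2)$, indexed and ordered as in Section~\ref{sec:fiber}, with algebras $\mathcal A_a=\mathcal O_S$, $\mathcal Cl_0$, $\mathcal A$. All $T_a$ are perfect on $X$, so $f_*\mathrm R\mathcal Hom(T_b,T_a)$ is perfect and commutes with base change. By Proposition~\ref{prop:fiber} and Lemma~\ref{lem:R} on geometric fibers, it vanishes for $b>a$, and $\mathcal A_a\to f_*\mathrm R\mathcal Hom(T_a,T_a)$ is an isomorphism for $U_i(j)$ and $\mathcal R(j)$. By duality $f_*\mathrm R\mathcal Hom(P,P)\cong f_*\mathrm R\mathcal Hom(C,C)$; its fibers are $2$-dimensional in degree $0$, so it is a bundle of rank $2$ and equals $\mathcal A$. The unit of $\mathcal A$ is nonzero in every fiber, so $\mathcal A$ is locally generated by $1$ and one more section, and is commutative. Therefore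
\begin{equation}\label{eq:globalso}
f_*\mathrm R\mathcal Hom(T_b,T_a)=0\ \ (b>a),\qquad f_*\mathrm R\mathcal Hom(T_a,T_a)=\mathcal A_a .
\end{equation}

\begin{lemma}\label{lem:AZ}
$\mathcal A\cong Z(\mathcal Cl_0)$ as $\mathcal O_S$-algebras.
\end{lemma}

\begin{proof}
Write $\mathcal Z=Z(\mathcal Cl_0)$. The local descriptions of $\mathcal A$ and $\mathcal Z$ look alike, but local isomorphisms are unique only up to sign and need not glue. So we first build a canonical isomorphism over the dense open set $S^\circ$ where $q$ is nondegenerate.

Let $Y\to S^\circ$ be the smooth projective family of flags $W\subset\Xi$ with $W\in X$ and $\Xi$ maximal isotropic in $E$. Its geometric fibers have two connected components, given by the two families of $\Xi$, so its Stein factorization $S'\to S^\circ$ is an \'etale double cover. Over $S^\circ$, $\operatorname{Spec}\mathcal Z$ is an \'etale double cover by Lemma~\ref{lem:local}, and so is $\operatorname{Spec}\mathcal A$ by \eqref{eq:endP} (for $m=2$, $\mathcal A=f_*\mathcal O_X$ and $Y=X$, so $\operatorname{Spec}\mathcal A=S'$). It suffices to construct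 morphisms from $Y$ to these covers that are onto on geometric fibers: they factor through $S'$ by maps of \'etale double covers that are bijective on geometric fibers, hence isomorphisms.

For $\mathcal Z$: the module $\mathrm{Cl}_0/\mathrm{Cl}_1\Xi$ forms a bundle of rank $2^{m-1}$ on $Y$. As in Lemma~\ref{lem:R}, on a geometric fiber it is $\mathbb S\otimes_R(\mathbb S^\Xi)^*$ with $\mathbb S^\Xi$ a line, so $\mathcal Z$ acts by scalars; this is a character $\mathcal Z\to\mathcal O_Y$. Both eigenvalues of $v$ occur, by the reflection argument in the proof of Proposition~\ref{prop:fiber} for $m=2$.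

For $\mathcal A$, $m\ge3$: over $S^\circ$ we have $P\simeq\Lambda^{m-2}\mathcal N_0$ with $\mathcal N_0=U^\perp/U$ computed in $E$, and on a geometric fiber $J$ is a nonzero multiple of the Hodge star $*_0$ of $\mathcal N_0$. Let $\omega$ span the line $\Lambda^{m-2}(\Xi/W)$. Both $\eta\mapsto(\eta,\omega)$ and $\eta\mapsto\eta\wedge\omega$ factor through the line $\Lambda^{m-2}(\mathcal N_0/(\Xi/W))$, and the second is nonzero, so $*_0\,\omega$ is a multiple of $\omega$. Thus $\mathcal A$ preserves this line subbundle on $Y$, which gives a character $\mathcal A\to\mathcal O_Y$. A reflection in a nonisotropic vector of $W^\perp\cap V$ fixes $W$ and anticommutes with $*_0$, so both eigenvalues occur.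

Now extend over $S$; for $m=2$, $S=S^\circ$. Let $\mathcal A_0$, $\mathcal Z_0$ be the trace-free line subbundles. In an \'etale neighborhood as in Lemma~\ref{lem:local}, the quasi-isomorphism \eqref{eq:P}, the chain map $J$ and the homotopy proving \eqref{eq:endP} exist in the family, and $1,J$ is a basis of $\mathcal A$ on every fiber. So $\mathcal A_0=\mathcal OJ$ with $J^2=\kappa q(v)$, and $\mathcal Z_0=\mathcal Ov$ with $v^2=q(v)$. The isomorphism over $S^\circ$ sends $J$ to $\varphi v$ with $\varphi^2q(v)=\kappa q(v)$, so the rational function $\varphi$ satisfies $\varphi^2=\kappa$. Since $S$ is normal, $\varphi$ is regular and invertible. So the isomorphism $\mathcal A_0\to\mathcal Z_0$ extends to $S$, compatibly with squares.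
\end{proof}

\subsection{The decomposition of $\mathrm D_{qc}(X)$}
Let $\mathrm D_{qc}(S,\mathcal A_a)$ be the derived category of right $\mathcal A_a$-modules with quasi-coherent cohomology, and put
\[
\Phi_a(M)=f^*M\otimes_{f^*\mathcal A_a}T_a,\qquad\Phi_a^!(F)=f_*\mathrm R\mathcal Hom(T_a,F).
\]
Then $\Phi_a^!$ is right adjoint to $\Phi_a$. It commutes with direct sums, as $T_a$ is perfect. The natural map $M\otimes_{\mathcal A_a}f_*\mathrm R\mathcal Hom(T_b,T_a)\to\Phi_b^!\Phi_a(M)$ is an isomorphism: the question is local on $S$, both sides commute with direct sums, and it holds for the generator $M=\mathcal A_a$. By \eqref{eq:globalso}, the $\Phi_a$ are fully faithful and $\Phi_b^!\Phi_a=0$ for $b>a$. If $\Phi_a^!F=0$ for all $a$, then by base change the restriction of $F$ to each geometric fiber is orthogonal to the collection, so it vanishes by Proposition~\ref{prop:fiber}(iii), and $F=0$. All functors commute with tensoring by $\mathrm{Perf}(S)$, by the projection formula.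

\subsection{Bounded complexes}
Each $\Phi_a^!$ preserves $\mathrm D^b$, since $T_a$ is perfect and $f$ is proper. The difficulty is $\Phi_a$: the algebras $\mathcal Cl_0$ and $\mathcal A$ may have infinite global dimension, so $\Phi_a(M)$ could be unbounded. For $U_i(j)$, $\Phi_a$ is exact since $f$ is flat.

\begin{lemma}\label{lem:tor}
For a coherent right $\mathcal Cl_0$-module $M$, the complex $f^*M\otimes_{f^*\mathcal Cl_0}\mathcal R$ is a coherent sheaf in degree $0$.
\end{lemma}

\begin{proof}
Write $\mathrm{Tor}_i(M)$ for its cohomology sheaves; they are coherent, by local resolutions with finite free $\mathcal Cl_0$-modules. Let $s$ be a closed point and let $M$ be a $\mathcal Cl_0(s)$-module. Since $\mathcal R$ is flat over $S$, the complex is $M\otimes_{\mathcal Cl_0(s)}\mathcal R|_{X_s}$. After extending the field to $\overline{k(s)}$, Lemmas \ref{lem:morita} and~\ref{lem:R} turn it into $M'\otimes_R\Sigma$ for the $R$-module $M'=M\otimes_{\mathrm{Cl}_0}\mathbb S$. If $q(v)\ne0$, $R$ is semisimple. If $q(v)=0$, $M'$ is a sum of copies of $R$ and $R/v$, and $\mathrm{Tor}^R_i(R/v,\Sigma)=\ker v/\operatorname{im}v=0$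 for $i>0$ by Lemma~\ref{lem:exact}. By extensions, $\mathrm{Tor}_i(M)=0$, $i>0$, for all $M$ of finite length.

In general, fix a closed point $x\in X$ over $s$, localize at $s$, and induct on the dimension of the support of $M$. The $\mathfrak m_s$-power torsion of $M$ has finite length, so we may assume it is zero. Then some $h\in\mathfrak m_s$ is a nonzero divisor on $M$, and $M/hM$ has smaller support. The long exact sequence shows that $h$ is surjective on $\mathrm{Tor}_i(M)_x$ for $i>0$, which is therefore $0$ by Nakayama's lemma.
\end{proof}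

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $p$ be the index of $\widetilde P(m-2)$. For $a\ne p$, the subcategories $\mathcal D_a=\Phi_a(\mathrm D^b(S,\mathcal A_a))\subset\mathrm D^b(X)$ are right admissible and semiorthogonal. So $\mathrm D^b(X)=\langle\mathcal C,(\mathcal D_a)_{a\ne p}\rangle$, where $\mathcal C=\mathcal C_{qc}\cap\mathrm D^b(X)$ and $\mathcal C_{qc}=\bigcap_{a\ne p}\ker\Phi_a^!$. We have no analogue of Lemma~\ref{lem:tor} for $\widetilde P$, so we identify $\mathcal C$ through the adjoint $\Psi=\Phi_p^!$ instead.

\emph{$\Psi\colon\mathcal C_{qc}\to\mathrm D_{qc}(S,\mathcal A)$ is an equivalence.} The inclusion $\mathcal C_{qc}\subset\mathrm D_{qc}(X)$ has a left adjoint $\mathrm{pr}$, obtained by taking the cones of $\Phi_a\Phi_a^!\to\mathrm{id}$ successively for $a\ne p$, in decreasing order. So $\Psi|_{\mathcal C_{qc}}$ has the left adjoint $\mathrm{pr}\,\Phi_p$. On $\Phi_p(M)$ the steps with $a>p$ change nothing, as $\Phi_a^!\Phi_p=0$; the steps with $a<p$ change it by objects in the image of $\Phi_a$, which $\Psi$ kills. So the unit $M\to\Psi\,\mathrm{pr}\,\Phi_pM$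 is an isomorphism. The cone of the counit $\mathrm{pr}\,\Phi_p\Psi F\to F$ is then killed by $\Psi$ and by all other $\Phi_a^!$, so it is zero.

\emph{$\Psi$ detects boundedness and coherence.} We know $\Psi(\mathcal C)\subset\mathrm D^b(S,\mathcal A)$. Conversely, let $F\in\mathcal C_{qc}$ with $M=\Psi F\in\mathrm D^b(S,\mathcal A)$. All constructions commute with restriction to open subsets of $S$, so let $S$ be affine and $j\colon X\subset\mathbb P^N_S$ a closed embedding. Let $A\in\mathrm{Perf}(X)$. Since $\mathcal C_{qc}$ is closed under direct sums, $\mathrm{pr}A$ is compact in $\mathcal C_{qc}$, so $\Psi\,\mathrm{pr}A$ is compact in $\mathrm D_{qc}(S,\mathcal A)$, that is, a perfect complex of $\mathcal A$-modules. Hence $\mathrm{RHom}_X(A,F)=\mathrm{RHom}_{\mathcal A}(\Psi\,\mathrm{pr}A,M)$ has bounded, finitely generated cohomology over $\mathcal O(S)$. By Beilinson's resolution of the diagonal of $\mathbb P^N_S$, with terms $\mathcal O(-k)\boxtimes\Omega^k(k)$, the object $j_*F$ is built from $\mathcal O(-k)\otimes R\Gamma(X,F\otimes j^*\Omega^k(k))$, $0\le k\le N$. So $F\in\mathrm D^b(X)$.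 With Lemma~\ref{lem:AZ}, $\mathcal C\cong\mathrm D^b(S,\mathcal A)=\mathrm D^b(\widetilde S)$, $S$-linearly.

\emph{Order of the components.} Suppose $\mathcal D_a\cong\mathrm D^b(S)$ stands immediately to the left of a component $\mathcal D'\cong\mathrm D^b(S,\mathcal Cl_0)$. Since $\mathcal D_a$ is right admissible, $\langle\mathcal D_a,\mathcal D'\rangle=\langle\mathcal D'',\mathcal D_a\rangle$ with $\mathcal D''=\mathcal D_a^\perp\cap\langle\mathcal D_a,\mathcal D'\rangle$. The functor $F\mapsto\mathrm{cone}(\Phi_a\Phi_a^!F\to F)$ is an $S$-linear equivalence $\mathcal D'\to\mathcal D''$, both being equivalent to the quotient $\langle\mathcal D_a,\mathcal D'\rangle/\mathcal D_a$. The components $\mathcal D_a\cong\mathrm D^b(S)$ never change, so we can repeat this until all $n$ Clifford components precede the $(m-2)(2m-2)=(n-1)(n+1)/2$ copies of $\mathrm D^b(S)$. Finally, reversal identifies right and left $\mathcal Cl_0$-modules.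
\end{proof}

\begin{remark}
Generic nondegeneracy was used only in Lemma~\ref{lem:AZ}. Without it, the proof gives the same decomposition with $\operatorname{Spec}_S\mathcal A$ in place of $\widetilde S$.
\end{remark}

\section{The Brauer obstruction}\label{sec:brauer}

Theorem~\ref{thm:main} and the conjecture differ in one component, $\mathrm D^b(\widetilde S)$ against $\mathrm D^b(S,\mathcal Cl_0)$. Semiorthogonal decompositions are not unique, so we cannot compare components directly. We need an invariant of $X$ that both decompositions compute. Ranks of $K_0$ agree, but the index of $K_0$ of the generic fiber in $K_0$ of the geometric generic fiber sees the Brauer class. Recall that a central simple algebra over a field $K'$ is a matrix algebra over a division algebra $\Delta$, that its index is $\operatorname{ind}=\sqrt{\dim_{K'}\Delta}$, and that it is split if and only if the index is $1$.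

\begin{lemma}\label{lem:index}
Let $Y$ be smooth and projective over a field $K'$ of characteristic $0$. Let $T_1,\dots,T_r\in\mathrm D^b(Y)$ satisfy $\mathrm{RHom}(T_b,T_a)=0$ for $b>a$, let each $\mathrm{RHom}(T_a,T_a)$ be a product of central simple $K'$-algebras $B_{a,i}$ in degree $0$, and suppose that no nonzero object of $\mathrm D_{qc}(Y_{\overline{K'}})$ is orthogonal to all $T_a\otimes\overline{K'}$. Then the image of $K_0(Y)\to K_0(Y_{\overline{K'}})$ has index $\prod_{a,i}\operatorname{ind}(B_{a,i})$.
\end{lemma}

\begin{proof}
Idempotents split in $\mathrm D^b(Y)$, so $T_a=\bigoplus_iT_{a,i}^{\oplus r_{a,i}}$, where $\mathrm{RHom}(T_{a,i},T_{a,i})=\Delta_{a,i}$ is the division algebra of $B_{a,i}$ and there are no morphisms between different $i$. The finite sums of shifts of $T=T_{a,i}$ form a triangulated subcategory with $K_0=\mathbb Z[T]$, which is right admissible through $\bigoplus_p\mathrm{Hom}(T,F[p])\otimes_\Delta T[-p]\to F$. An object orthogonal to all $T_{a}$ vanishes over $\overline{K'}$, hence vanishes. So these subcategories give a semiorthogonal decomposition, and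 $K_0(Y)$ is free on the $[T_{a,i}]$. The hypotheses hold over $\overline{K'}$ by flat base change. There $\Delta_{a,i}$ becomes a matrix algebra of size $d=\operatorname{ind}(B_{a,i})$, so $T_{a,i}\otimes\overline{K'}=\overline T_{a,i}^{\oplus d}$, and the $[\overline T_{a,i}]$ form a basis of $K_0(Y_{\overline{K'}})$.
\end{proof}

Next we restrict an $S$-linear decomposition to the generic fiber. Let $S$ be connected with function field $K$.

\begin{lemma}\label{lem:loc}
Let $\mathcal D$ be $\mathrm D^b(X)$ or $\mathrm D^b(S,\mathcal A_a)$, and let $F\mapsto F_K$ be restriction to the generic fiber. Then $\mathrm{Hom}(F_K,F'_K)=\varinjlim_D\mathrm{Hom}_{\mathcal D}(F(-D),F')$, where $D$ runs over the effective divisors on $S$ and $F(-D)=F\otimes\mathcal O_S(-D)$.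
\end{lemma}

\begin{proof}
The derived category of the generic fiber is the Verdier quotient $\mathcal D/\mathcal D_0$, where $\mathcal D_0$ consists of the objects supported over proper closed subsets. The map $F(-D)\to F$ has cone in $\mathcal D_0$. For $C\in\mathcal D_0$ there is $D$ such that $C(-D)\to C$ is zero: the support lies over a divisor $D_1$, a multiple of $D_1$ kills each cohomology sheaf, and a composition of more such maps than the cohomological length of $C$ is zero. A morphism in the quotient is a roof $F\leftarrow F''\to F'$ with $C=\mathrm{cone}(F''\to F)\in\mathcal D_0$. The composite $F(-D)\to F\to C$ factors through $C(-D)\to C$, so it vanishes for suitable $D$, and $F(-D)\to F$ lifts to $F''$; this proves surjectivity. A map $F(-D)\to F'$ that vanishes in the quotient factors through some $C\in\mathcal D_0$, so it vanishes on $F(-D-D')$ for suitable $D'$; this proves injectivity.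
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:brauer}]
(b) By definition, $\beta=0$ means $\mathcal B\cong\mathcal End(\mathcal F)$ for a vector bundle $\mathcal F$ on $\widetilde S$. Morita equivalence gives $\mathrm D^b(S,\mathcal Cl_0)\cong\mathrm D^b(\widetilde S)$, $S$-linearly, and Theorem~\ref{thm:main} becomes \eqref{eq:conj}. (For $n=1$, rank $\ge4$ means corank $0$.)

(a) The bound on the corank is Theorem~\ref{thm:corank}. Let $\Phi_a\colon\mathrm D^b(S,\mathcal A_a)\to\mathcal D_a$ be the given $S$-linear decomposition, with $\mathcal A_a\in\{\mathcal Cl_0,\mathcal O_S\}$, and put $A_a=\mathcal A_{a,K}$, a semisimple algebra since $q_K$ is nondegenerate. By Lemma~\ref{lem:support}, $M\mapsto\Phi_a(M)_K$ factors through a functor $\overline\Phi_a\colon\mathrm D^b(A_a)\to\mathrm D^b(X_K)$. By Lemma~\ref{lem:loc} and the natural isomorphisms $\Phi_a(M)(-D)\cong\Phi_a(M(-D))$, the functors $\overline\Phi_a$ are fully faithful and semiorthogonal. They are $K$-linear: a rational function $\varphi$ with poles along $D$ acts by the roof formed by the two maps $1,\varphi\colon\mathcal O(-D)\to\mathcal O$,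 and naturality in the perfect complex carries this roof to the corresponding roof on $X$. Let $T_a=\overline\Phi_a(A_a)$. Then $\mathrm{RHom}(T_a,T_a)$ is $A_a$ or its opposite. Every object of $\mathrm D^b(A_a)$ is a summand of a sum of shifts of $A_a$, and every object of $\mathrm D^b(X_K)$ comes from $X$; so the $T_a$ generate $\mathrm D^b(X_K)=\mathrm{Perf}(X_K)$ as a thick subcategory. Hence no nonzero object of $\mathrm D_{qc}(X_K)$ is orthogonal to them. The same holds over any extension $K''/K$: if $F\in\mathrm D_{qc}(X_{K''})$ is orthogonal to all $T_a\otimes K''$, its pushforward along the affine map $X_{K''}\to X_K$ is orthogonal to all $T_a$, so $F=0$.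

Let $K'=\widetilde K$ if this is a field, and $K'=K$ if $\widetilde K=K\times K$. Then $\widetilde K\otimes_KK'=K'\times K'$ and $\mathcal Cl_0\otimes K'=B_+\times B_-$ with $B_\pm$ central simple over $K'$. Put $\nu=\operatorname{ind}(B_+)\operatorname{ind}(B_-)$; opposite algebras have the same index. Lemma~\ref{lem:index}, applied on $X_{K'}$ to the objects $T_a\otimes K'$, gives index $\nu^{n+1}$. Now apply it to the collection of Section~\ref{sec:family} over the base $\operatorname{Spec}K'$. It satisfies the hypotheses by \eqref{eq:globalso} and Proposition~\ref{prop:fiber}(iii), and its endomorphism algebras are $K'$, $n$ copies of $B_+\times B_-$, and $\mathcal A=K'\times K'$ by Lemma~\ref{lem:AZ}. The index is $\nu^n$. So $\nu=1$ and $B_\pm$ are split. If $\widetilde K$ is a field, $\mathcal B_{\widetilde K}$ is one of $B_\pm$; otherwise $\mathcal B_{\widetilde K}=B_+\times B_-$. In both cases $\beta|_{\widetilde K}=0$.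

For the last assertion, the Brauer group of a regular integral noetherian scheme injects into that of its function field. A regular $\widetilde S$ is a disjoint union of such schemes, with total ring of fractions $\widetilde K$, so $\beta|_{\widetilde K}=0$ implies $\beta=0$. If all fibers are nondegenerate, $\widetilde S\to S$ is \'etale and $\widetilde S$ is regular.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:smooth}]
The form is nondegenerate because $x,y$ are units. Let $e_0$ be the first basis vector, $e_0^2=1$. The map $z\mapsto e_0z$ on $e_0^\perp$ satisfies $(e_0z)^2=-q(z)$ and induces $\mathcal Cl_0(q)\cong\mathcal Cl(q_1\perp\text{hyperbolic planes})$ with $q_1=\langle x,y,-xy\rangle$. A hyperbolic plane $\langle a,b\rangle$ with $a^2=b^2=0$, $ab+ba=1$ contributes a matrix factor: $\varepsilon=ab-ba$ has $\varepsilon^2=1$, anticommutes with $a,b$ and commutes with vectors $z\perp a,b$; so the elements $z\varepsilon$ commute with $a,b$ and have square $z^2$, and $\mathcal Cl(q'\perp\langle a,b\rangle)\cong\mathcal Cl(q')\otimes\mathrm{Mat}_2$. Let $\mathcal H$ be the quaternion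 algebra with $i^2=x$, $j^2=y$, $ij=-ji$. The generators of $\mathcal Cl(q_1)$ map to $(i,i)$, $(j,j)$, $(ij,-ij)$ in $\mathcal H\times\mathcal H$; these anticommute and have squares $x,y,-xy$. The image contains the diagonal and $(ij,ij)-(ij,-ij)=(0,2ij)$, so the map is onto, and both sides have rank $8$. Hence $\widetilde S=S\sqcup S$ and $\beta$ is the class $(x,y)$ of $\mathcal H$ on each copy.

The algebra $\mathcal H_K$ splits if and only if $x\alpha^2+y\beta_1^2=\gamma^2$ has a nonzero solution in $K=\mathbb C(x,y)$. Take a solution in $\mathbb C(x)[y]$ with not all entries divisible by $y$. Modulo $y$ we get $x\alpha^2=\gamma^2$, and $x$ is not a square in $\mathbb C(x)$, so $y$ divides $\alpha$ and $\gamma$. Then $y^2$ divides $y\beta_1^2$, so $y$ divides $\beta_1$, a contradiction. Thus $\beta|_{\widetilde K}\ne0$, and Theorem~\ref{thm:brauer}(a) applies.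
\end{proof}

For $n=1$ in Corollary~\ref{cor:smooth} the whole argument is visible in two numbers. Here $\nu=2\cdot2$. The actual decomposition $\langle\mathrm D^b(\widetilde S),\mathrm D^b(S,\mathcal Cl_0)\rangle$ gives index $4$ for $K_0(X_K)\to K_0(X_{\overline K})$, while an $S$-linear decomposition into two Clifford components would give index $16$.

\begin{thebibliography}{9}

\bibitem{CNS}
Canonaco, Neeman and Stellari, Forum Math. Sigma (2022).

\bibitem{Ful}
Fulton, \emph{Intersection Theory}.

\bibitem{Kuz}
Kuznetsov, Adv. Math. (2008).

\bibitem{Shah}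
Saket Shah, \emph{Flips for spaces of quadrics on del Pezzo varieties}, arXiv:2602.07366 (2026).

\end{thebibliography}
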